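\title{Finiteness of eigenform product identities for Hilbert modular forms}

\begin{abstract}
We prove that for each $n\ge1$ there are only finitely many identities $g=f\cdot h$ between Hilbert Hecke eigenforms of parallel weights at least $2$, as the totally real field of degree $n$, the level and the weights all vary. This settles a conjecture posed by Joshi and Zhang. In such an identity one factor has a nonzero constant term. That constant term is a special value of a Hecke $L$-function and grows quickly with the weight, the discriminant and the primes in the level. When it is large, the Fourier coefficients of $g$ are forced to be close to those of the other factor, and this contradicts the Hecke relations, which detect the weight. Expansions at a second cusp control the powers of primes in the level. We also show that there are only finitely many identities over all degrees at once if $g$ is a cusp form or the level is trivial.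
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $E_k=-\frac{B_k}{2k}+\sum_{j\ge1}\sigma_{k-1}(j)q^j$ be the Eisenstein series of weight $k$ on $SL_2(\mathbb Z)$, normalized so that its first Fourier coefficient is $1$. The space of modular forms of weight $8$ is one-dimensional, so $E_4^2=\frac1{240^2}+\frac1{120}q+\cdots$ is a multiple of $E_8$, and
\[
E_8=120E_4^2 .
\]
Here a product of two Hecke eigenforms is again a Hecke eigenform. The Fourier coefficients of a normalized eigenform are multiplicative, while those of a product are additive convolutions. An identity $g=fh$ between eigenforms therefore asks that a convolution of two multiplicative functions be proportional to a multiplicative function. These are infinitely many conditions, and one expects them to hold only by an accident of the kind above, when the space containing $fh$ leaves no room for anything else. The natural guess is that such identities are finite in number.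

For $SL_2(\mathbb Z)$, Duke and Ghate proved independently that there are exactly $16$ identities. Joshi and Zhang \cite{JZ} treated Hilbert modular forms of full level and weight $2$ or greater over real quadratic fields: the product of two Hecke eigenforms is a Hecke eigenform only for finitely many real quadratic fields and finitely many weights, and for $\mathbb Q(\sqrt5)$ there are exactly two identities. The conjecture posed in \cite{JZ} is that finiteness persists when the field runs over all totally real fields of a fixed degree and the level is arbitrary. We prove this conjecture.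

\subsection*{The statements}
Let $F$ be a totally real number field of degree $n$ with ring of integers $\mathcal O_F$ and narrow class number $h_F^+$, and let $\mathfrak n$ be a nonzero integral ideal. For an integer $k\ge2$, a \emph{form of weight $k$ and level $\mathfrak n$} is an adelic Hilbert modular form of parallel weight $(k,\dots,k)$ for the open compact group
\[
K_1(\mathfrak n)=\left\{\begin{pmatrix}A&B\\ C&D\end{pmatrix}\in GL_2(\widehat{\mathcal O}_F):\ C\in\mathfrak n\widehat{\mathcal O}_F,\ D\equiv1\bmod\mathfrak n\widehat{\mathcal O}_F\right\}.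
\]
Equivalently, it is an $h_F^+$-tuple of classical Hilbert modular forms, one for each narrow ideal class. Products are taken componentwise, so weights add and the level is preserved. For every nonzero integral ideal $\mathfrak m$ there is a Hecke operator $T(\mathfrak m)$, in Shimura's normalization; for a prime $\mathfrak p\mid\mathfrak n$ it is the operator $U_{\mathfrak p}$. Section~\ref{sec:forms} recalls all of this in detail. A \emph{Hecke eigenform of level $\mathfrak n$} is a nonzero form of level $\mathfrak n$ that is an eigenvector of $T(\mathfrak m)$ for every nonzero integral ideal $\mathfrak m$, including those not coprime to $\mathfrak n$.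

A \emph{solution} is a triple $(f,h,g)$ over a field $F$ such that $f,h,g$ are Hecke eigenforms of a common level $\mathfrak n$, of weights $k\ge2$, $m\ge2$ and $k+m$, and $g=f\cdot h$. The triples $(f,h,g)$ and $(af,bh,abg)$ with $a,b\ne0$ count as the same solution, and a triple of functions is counted once, regardless of the level at which it is viewed.

\begin{theorem}\label{thm:main}
For every $n\ge1$ there are only finitely many solutions $g=f\cdot h$, among all totally real fields $F$ of degree $n$, all levels $\mathfrak n$ and all weights $\ge2$.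
\end{theorem}

\begin{theorem}\label{thm:degree}
Among all totally real fields of all degrees there are only finitely many solutions in which $g$ is a cusp form (of any level), and only finitely many solutions of full level $\mathfrak n=\mathcal O_F$.
\end{theorem}

\subsection*{Why the conventions are needed}
The condition at the primes dividing the level cannot be dropped: for every $N\ge1$ we have $E_8(Nz)=120E_4(Nz)^2$, and $E_4(Nz)$, $E_8(Nz)$ are eigenvectors of the Hecke operators at all primes not dividing $N$. The rule that a triple of functions is counted once cannot be dropped either. If $\mathfrak p\mid\mathfrak n$, the operators $T(\mathfrak m)$ at the levels $\mathfrak n$ and $\mathfrak n\mathfrak p$ are given by the same formulas, so a solution of level $\mathfrak n$ is also a solution of level $\mathfrak n\mathfrak p^j$ for all $j$; and solutions of nontrivial level exist.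

\begin{example}\label{ex:level3}
Let $F=\mathbb Q$ and let $\chi$ be the nontrivial character modulo $3$. The Eisenstein series
\[
G_k=\tfrac12L(1-k,\chi)+\sum_{j\ge1}\Bigl(\sum_{u\mid j}\chi(u)u^{k-1}\Bigr)q^j\quad(k=3,5),\qquad
h=E_2(z)-3E_2(3z)=\tfrac1{12}+\sum_{j\ge1}\Bigl(\sum_{u\mid j,\ 3\nmid u}u\Bigr)q^j
\]
are eigenforms of level $3$ with $U_3$-eigenvalue $1$. From $L(1-k,\chi)=-\frac{3^{k-1}}k\bigl(B_k(\frac13)-B_k(\frac23)\bigr)$ and the values $B_3(\frac13)=-B_3(\frac23)=\frac1{27}$, $B_5(\frac13)=-B_5(\frac23)=-\frac5{243}$ of the Bernoulli polynomials, the constant terms of $G_3$ and $G_5$ are $-\frac19$ and $\frac13$. Hence $G_3h=-\frac1{108}-\frac1{36}q+\cdots$ and $G_5+36G_3h=O(q^2)$. The square of this form has weight $10$ on $\Gamma_0(3)$, and its norm to $SL_2(\mathbb Z)$ has weight $40$ and vanishes at $\infty$ to order at least $4>40/12$. So it is zero, and $G_5=-36\,G_3h$.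
\end{example}

\subsection*{Inputs}
The proof of Theorem~\ref{thm:main} uses Shimura's formal Hecke relations, the functional equation of Hecke $L$-functions and the class number formula, strong approximation, the Chebotarev density theorem, the Hermite--Minkowski theorem, Chebyshev's bound for primes, and the Ramanujan bound for Hilbert cusp forms \cite{Bla}. Each is stated where it first enters. Theorem~\ref{thm:degree} needs three more inputs, listed in Section~\ref{sec:degree}.

\section{The method at level one over $\mathbb Q$}\label{sec:model}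

Let $f=E_k$ with $k\ge4$ even, let $h=\sum_{j\ge1}b_jq^j$ be a normalized cuspidal eigenform of weight $m$ on $SL_2(\mathbb Z)$, and suppose that $fh$ is an eigenform. Let $a=-B_k/2k$ be the constant term of $f$ and $\tau=1/a$. Then $fh=aq+\cdots$, so $g=\tau fh=\sum c_jq^j$ is normalized, and
\[
c_2=b_2+\tau,\qquad c_4=b_4+\tau\bigl(b_3+(1+2^{k-1})b_2+1+3^{k-1}\bigr).
\]
If $\tau$ is small, $g$ begins like $h$. But the Hecke relation at $2$ reads off the weight: $c_2^2-c_4=2^{k+m-1}$, while $b_2^2-b_4=2^{m-1}$. Subtracting,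
\[
2^{m-1}(2^k-1)=\tau\bigl(\tau-(2^{k-1}-1)b_2-b_3-1-3^{k-1}\bigr).
\]
Insert the Ramanujan bound $|b_p|\le2p^{(m-1)/2}$, divide by $2^{k+m-1}$, and use $2^{-(m-1)}\le2^{-(m-1)/2}\le(\sqrt3/2)^{m-1}$. This gives
\begin{equation}\label{eq:model}
\tfrac12\le|\tau|\bigl(|\tau|+2+(3/2)^k\bigr)\bigl(\sqrt3/2\bigr)^{m-1}.
\end{equation}
Now $|a|=\zeta(k)\Gamma(k)/(2\pi)^k$. So $|\tau|(3/2)^k\to0$ as $k\to\infty$, and \eqref{eq:model} bounds $k$ uniformly in $m$. For fixed $k$ the last factor tends to $0$, because every index in the convolution for $c_4$ is at most $3<4$, and this bounds $m$.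

The general proof keeps both halves of this argument and has to overcome three difficulties.

\emph{The prime.} The prime $2$ may divide the level, and the convolution formula is indexed by totally positive elements of $\mathcal O_F$, not by ideals. A prime ideal with a totally positive generator exists, but we have no bound for its norm that is good enough while $F$ and $\mathfrak n$ vary. We use instead a rational prime $\ell$ of size $O(1+\log(d_F\prod_{\mathfrak p\mid\mathfrak n}N\mathfrak p))$. The ideal $(\ell)$ need not be prime, and the relation $c_2^2-c_4=2^{k+m-1}$ is replaced by a property of products of Chebyshev polynomials (Section~\ref{sec:cheb}).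

\emph{The level.} The constant term is computed in Section~\ref{sec:constant}. It grows with the weight, the discriminant, the conductor of the central character of $f$ and the primes dividing $\mathfrak n$, but it does not see the exponents of these primes in $\mathfrak n$. They are bounded by expanding at a second cusp, where a factor of small level has a long gap in its Fourier series (Section~\ref{sec:cusp}).

\emph{Two constant terms.} If $f$ and $h$ both have nonzero constant terms $a_f,a_h$, the first coefficient of $fh$ is $a_f+a_h$, which may be much smaller than either term. If one central character is ramified, one constant term vanishes at the second cusp and the argument above runs there. If not, a comparison of constant terms at two cusps forces $\mathfrak n=\mathcal O_F$, and the cancellation can be analyzed directly (Section~\ref{sec:caseB}).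

\section{Adelic forms, Fourier coefficients and Hecke operators}\label{sec:forms}

\subsection{Notation}
Let $d=d_F\ge1$ be the discriminant of $F$, $\mathfrak d$ its different, and $\mathbb A_f$ its ring of finite adeles. For an idele $y\in\mathbb A_f^\times$, $(y)$ is its fractional ideal and $|y|=N((y))^{-1}$; thus $|\xi|=|N\xi|^{-1}$ for $\xi\in F^\times$. We fix an idele $\delta$ with $(\delta)=\mathfrak d$. We embed $F$ in $\mathbb R^n$ by its real places $v$, write $\xi\gg0$ or $\xi\in F^+$ if all $\xi_v>0$, and put $N(z)=\prod z_v$, $\mathrm{Tr}(z)=\sum z_v$ for $z\in\mathbb C^n$. The number of divisors of an integral ideal is $\operatorname{div}(\mathfrak m)$; since $i+1\le2^i$, we have $\operatorname{div}(\mathfrak m)\le N\mathfrak m$. We write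
\[
n_b=\begin{pmatrix}1&b\\0&1\end{pmatrix},\qquad \bar n_C=\begin{pmatrix}1&0\\C&1\end{pmatrix},\qquad t_y=\begin{pmatrix}y&0\\0&1\end{pmatrix},\qquad\text{so that}\quad t_yn_b=n_{yb}t_y .
\]
For each prime $\mathfrak p$ we fix a uniformizer $\pi_{\mathfrak p}$ of $F_{\mathfrak p}$; when $\mathfrak p$ is fixed we write $\pi=\pi_{\mathfrak p}$ and $P=N\mathfrak p$. The groups $F_{\mathfrak p}$, $F_{\mathfrak p}^\times$, $GL_2(F_{\mathfrak p})$ are subgroups of the adelic groups, with trivial components away from $\mathfrak p$. In $GL_2(\mathcal O_{\mathfrak p})$, $K_0(\mathfrak p^j)$ is defined by $C\in\mathfrak p^j$ and $K_1(\mathfrak p^j)$ by $C,D-1\in\mathfrak p^j$, so that $K_1(\mathfrak p^0)=GL_2(\mathcal O_{\mathfrak p})$; and $N(\mathcal O_{\mathfrak p})=\{n_b:b\in\mathcal O_{\mathfrak p}\}$, $\bar N(\mathfrak p^j)=\{\bar n_C:C\in\mathfrak p^j\}$.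

Let $U(\mathfrak n)=\{u\in\widehat{\mathcal O}_F^\times:u\equiv1\bmod\mathfrak n\}$ and let $Cl^+_{\mathfrak n}=\mathbb A_f^\times/F^+U(\mathfrak n)$ be the narrow ray class group, a finite group. By the Chebotarev density theorem, every class contains $\pi_{\mathfrak q}$ for infinitely many primes $\mathfrak q\nmid\mathfrak n$. A character $\chi$ of $Cl^+_{\mathfrak n}$ has local components $\chi_{\mathfrak p}=\chi|_{F_{\mathfrak p}^\times}$. Its conductor exponent at $\mathfrak p$ is $0$ if $\chi_{\mathfrak p}$ is trivial on $\mathcal O_{\mathfrak p}^\times$ (\emph{unramified}), and otherwise the least $r\ge1$ with $\chi_{\mathfrak p}(1+\mathfrak p^r)=1$. At an unramified prime we put $\chi(\mathfrak p)=\chi(\pi_{\mathfrak p})$ and extend multiplicatively to ideals. A \emph{narrow class character} is a character of $Cl^+_{\mathcal O_F}$.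

\subsection{Forms and their Fourier expansions}
Let $GL_2(F)^+$ be the group of matrices with totally positive determinant. It acts on $\mathfrak H^n$, the product of $n$ upper half-planes, and for $\gamma$ with lower row $(C,D)$ we put $j(\gamma,z)=N(Cz+D)$. A \emph{form of weight $k$} is a function $G(x,z)$ on $GL_2(\mathbb A_f)\times\mathfrak H^n$, holomorphic in $z$, right invariant in $x$ under some open compact subgroup, and such that
\begin{equation}\label{eq:aut}
G(\gamma x,\gamma z)=N(\det\gamma)^{-k/2}j(\gamma,z)^kG(x,z)\qquad(\gamma\in GL_2(F)^+).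
\end{equation}
For each $x$ the function $G(x,\cdot)$ is invariant under translation by a lattice in $F$, so it has a Fourier expansion in the functions $e^{2\pi i\mathrm{Tr}(\xi z)}$, with $\xi$ in the dual lattice. If $n=1$ we require that only $\xi\ge0$ occur; if $n\ge2$, only $\xi=0$ and $\xi\gg0$ occur, by Koecher's principle. The form has \emph{level $\mathfrak n$} if it is right invariant under $K_1(\mathfrak n)$; these forms make up a finite-dimensional space. Right translation $\rho(g)G(x,z)=G(xg,z)$ preserves the space of all forms of weight $k$, and the product of two forms is the pointwise product.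

Strong approximation says that $SL_2(F)$ is dense in $SL_2(\mathbb A_f)$. If $K'$ is an open compact subgroup of $GL_2(\mathbb A_f)$ and $\det x=y$, then $xt_y^{-1}\in SL_2(\mathbb A_f)$ lies in $SL_2(F)\cdot t_yK't_y^{-1}$. Hence
\begin{equation}\label{eq:strong}
GL_2(\mathbb A_f)=\bigcup_{y\in\mathbb A_f^\times}GL_2(F)^+\,t_y\,K'\qquad\text{for every open compact }K',
\end{equation}
and a form that vanishes at all points $(t_y,z)$ is zero. For $K'=K_1(\mathfrak n)$ we have $t_\xi\in GL_2(F)^+$ for $\xi\gg0$ and $t_u\in K_1(\mathfrak n)$ for $u\in\widehat{\mathcal O}_F^\times$, so it suffices to let $y$ run over representatives of the narrow class group; the functions $G(t_y,\cdot)$ are the $h_F^+$ classical components.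

Let $C_G(x)$ be the constant Fourier coefficient of $G(x,\cdot)$. The form $G$ is \emph{cuspidal} if $C_G\equiv0$. We have $C_{GG'}=C_GC_{G'}$, because a sum of two elements of $F^+\cup\{0\}$ vanishes only if both do. By \eqref{eq:aut}, $G(n_bx,z)=G(x,z-b)$ for $b\in F$, so $C_G(n_bx)=C_G(x)$; this extends to $b\in\mathbb A_f$, since $F$ is dense in $\mathbb A_f$ and $b\mapsto C_G(n_bx)$ is invariant under an open subgroup. Applying \eqref{eq:aut} to $\gamma=t_\xi$, $\xi\gg0$, gives $G(t_{\xi y},\xi z)=N\xi^{-k/2}G(t_y,z)$, and $|\xi y|^{k/2}=N\xi^{-k/2}|y|^{k/2}$. So there are functions $c_0=c_0(\cdot,G)$ and $c=c(\cdot,G)$ on $\mathbb A_f^\times$ with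
\begin{equation}\label{eq:fourier}
G(t_y,z)=|y|^{k/2}\Bigl(c_0(y)+\sum_{\xi\gg0}c(\xi y)e^{2\pi i\mathrm{Tr}(\xi z)}\Bigr),\qquad c_0(\xi y)=c_0(y)\quad(\xi\in F^+).
\end{equation}
Let $\mathbf e:\mathbb A_f\to\mathbb C^\times$ be the continuous character with $\mathbf e(\beta)=e^{-2\pi i\mathrm{Tr}\beta}$ for $\beta\in F$. Its restriction to $F_{\mathfrak p}$ is trivial on a fractional ideal $I$ if and only if $I\subset\mathfrak d_{\mathfrak p}^{-1}$.

\begin{lemma}\label{lem:fourier}
Let $G$ be a form of weight $k$.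
\begin{itemize}
\item[(a)] For $\beta\in\mathbb A_f$, the function $G(n_\beta t_y,z)$ is obtained from \eqref{eq:fourier} by multiplying the $\xi$-th term by $\mathbf e(\xi\beta)$.
\item[(b)] If $G$ is right invariant under $n_b$ for $b$ in a fractional ideal $I$ of $F_{\mathfrak p}$, then $c(y)\ne0$ implies $y_{\mathfrak p}I\subset\mathfrak d_{\mathfrak p}^{-1}$.
\item[(c)] If $c(y)=0$ for all $y$, then $G=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $\beta\in F$ this is $G(n_\beta x,z)=G(x,z-\beta)$. Let $\mathfrak b$ be an open subgroup of $\mathbb A_f$ such that $G$ is right invariant under $n_b$, $b\in\mathfrak b$. For $\beta_1\in F\cap y\mathfrak b$ we have $G(n_{\beta_1}t_y,z)=G(t_yn_{\beta_1/y},z)=G(t_y,z)$, so $c(\xi y)\ne0$ implies $\mathbf e(\xi\beta_1)=1$; by density, it implies that $\mathbf e(\xi\,\cdot)$ is trivial on $y\mathfrak b$. Given $\beta\in\mathbb A_f$, choose $\beta_0\in F$ with $\beta-\beta_0\in y\mathfrak b$. Then $G(n_\beta t_y,z)=G(n_{\beta_0}t_y,z)$, and $\mathbf e(\xi\beta_0)=\mathbf e(\xi\beta)$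 whenever $c(\xi y)\ne0$.

(b) By (a) with $\beta=yb$ and $\xi=1$, $c(y)(\mathbf e(yb)-1)=0$ for $b\in I$.

(c) Each $G(t_y,\cdot)$ is a constant $A_y$. Let $G$ be invariant under $K'$ and choose $0\ne C\in F$ with $\gamma=\bar n_C\in t_yK't_y^{-1}$. Then $G(t_y,\gamma z)=j(\gamma,z)^kG(\gamma^{-1}t_y,z)=j(\gamma,z)^kG(t_y,z)$, that is, $A_y=N(Cz+1)^kA_y$ for all $z$. As $k>0$, $A_y=0$, and $G=0$ by \eqref{eq:strong}.
\end{proof}

If $G$ has level $\mathfrak n$, then $n_b,t_u\in K_1(\mathfrak n)$ for $b\in\widehat{\mathcal O}_F$, $u\in\widehat{\mathcal O}_F^\times$. So $c(y)=0$ unless $(y)\mathfrak d$ is integral, and $c(y)$, $c_0(y)$ depend only on the ideal $(y)$. We put $c(\mathfrak m,G)=c(y,G)$ for $(y)=\mathfrak m\mathfrak d^{-1}$; this is Shimura's normalization. On the component $y=\delta^{-1}$ the $\xi$-th coefficient is $c((\xi),G)$, with $\xi\in\mathcal O_F$.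

\subsection{Hecke operators}
Let $G$ have weight $k$. If $G$ is invariant under $N(\mathcal O_{\mathfrak p})$, then $\rho(n_bt_\pi)G$ depends only on $b\bmod\mathfrak p$, because $n_{b+\pi b'}t_\pi=n_bt_\pi n_{b'}$, and we put
\[
U_{\mathfrak p}G=P^{k/2-1}\sum_{b\bmod\mathfrak p}\rho(n_bt_\pi)G .
\]
If $G$ is invariant under $GL_2(\mathcal O_{\mathfrak q})$, we put $T_{\mathfrak q}G=U_{\mathfrak q}G+N\mathfrak q^{k/2-1}\rho(\mathrm{diag}(1,\pi_{\mathfrak q}))G$. On forms of level $\mathfrak n$, the Hecke operators at primes are $T(\mathfrak p)=U_{\mathfrak p}$ for $\mathfrak p\mid\mathfrak n$ and $T(\mathfrak q)=T_{\mathfrak q}$ for $\mathfrak q\nmid\mathfrak n$, and the others are given by Shimura's relations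
\begin{equation}\label{eq:shimura}
T(\mathfrak m\mathfrak m')=T(\mathfrak m)T(\mathfrak m'),\qquad T(\mathfrak p^i)=U_{\mathfrak p}^i,\qquad T(\mathfrak q^{i+1})=T(\mathfrak q)T(\mathfrak q^i)-N\mathfrak q^{k-1}\rho(\pi_{\mathfrak q})T(\mathfrak q^{i-1}),
\end{equation}
for coprime $\mathfrak m,\mathfrak m'$; here $\rho(\pi_{\mathfrak q})$ is translation by the scalar matrix.

To compute the effect on coefficients, write $t_yn_bt_\pi=n_{yb}t_{y\pi}$. By Lemma~\ref{lem:fourier}(a), the $\xi$-th term of $\sum_b\rho(n_bt_\pi)G$ at $t_y$ is $|y\pi|^{k/2}c(\xi y\pi)\sum_b\mathbf e(\xi yb)$. If $c(\xi y\pi)\ne0$, then $(\xi y\pi)\mathfrak d$ is integral at $\mathfrak p$, and the character sum is $P$ if $(\xi y)\mathfrak d$ is integral at $\mathfrak p$ and $0$ if not. Moreover $\mathrm{diag}(1,\pi)=\pi t_{\pi^{-1}}$, and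
\begin{equation}\label{eq:shift}
c(y,\rho(t_{\pi^{-1}})G)=P^{k/2}c(y\pi^{-1},G),\qquad c_0(y,\rho(t_{\pi^{-1}})G)=P^{k/2}c_0(y\pi^{-1},G).
\end{equation}
Therefore, for $(y)\mathfrak d$ integral at $\mathfrak p$, respectively at $\mathfrak q$,
\begin{equation}\label{eq:hecke}
c(y,U_{\mathfrak p}G)=c(y\pi_{\mathfrak p},G),\qquad c(y,T_{\mathfrak q}G)=c(y\pi_{\mathfrak q},G)+N\mathfrak q^{k-1}c(y\pi_{\mathfrak q}^{-1},\rho(\pi_{\mathfrak q})G),
\end{equation}
and the same formulas hold for $c_0$ and all $y$. Only invariance under $N(\mathcal O_{\mathfrak p})$, respectively $GL_2(\mathcal O_{\mathfrak q})$, at the prime in question was used.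

\begin{lemma}\label{lem:eigen}
Let $G$ be an eigenform of weight $k$ and level $\mathfrak n$, with eigenvalues $\lambda_G(\mathfrak m)$.
\begin{itemize}
\item[(a)] There is a character $\omega=\omega_G$ of $Cl^+_{\mathfrak n}$, the central character, with $\rho(y)G=\omega(y)G$ for all scalars $y\in\mathbb A_f^\times$. It satisfies $\omega(\alpha)=\mathrm{sgn}(N\alpha)^k$ for $\alpha\in F^\times$. If $\mathfrak p^e\|\mathfrak n$, $e\ge1$, and $\kappa\in K_0(\mathfrak p^e)$ has lower right entry $D$, then $\rho(\kappa)G=\omega_{\mathfrak p}(D)G$.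
\item[(b)] For $\mathfrak q\nmid\mathfrak n$,
\begin{equation}\label{eq:weight}
|\lambda_G(\mathfrak q)^2-\lambda_G(\mathfrak q^2)|=N\mathfrak q^{k-1}.
\end{equation}
\item[(c)] $c(\mathfrak m,G)=\lambda_G(\mathfrak m)c(\mathcal O_F,G)$ for all $\mathfrak m$, and $c(\mathcal O_F,G)\ne0$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:shimura}, $T(\mathfrak q)^2-T(\mathfrak q^2)=N\mathfrak q^{k-1}\rho(\pi_{\mathfrak q})$, so $G$ is an eigenvector of $\rho(\pi_{\mathfrak q})$ for $\mathfrak q\nmid\mathfrak n$. By \eqref{eq:aut}, a scalar $\alpha\in F^\times$ acts by $|N\alpha|^{-k}(N\alpha)^k=\mathrm{sgn}(N\alpha)^k$, and scalars in $U(\mathfrak n)$ lie in $K_1(\mathfrak n)$. So the scalars act through $Cl^+_{\mathfrak n}$, which the $\pi_{\mathfrak q}$ generate. This gives $\omega$ and (b). The last claim of (a) holds because $D^{-1}\kappa\in K_1(\mathfrak p^e)$.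

For (c), let $\mathfrak q\nmid\mathfrak n$ and $v_{\mathfrak q}((y)\mathfrak d)=0$. Then $c(y\pi_{\mathfrak q}^{-1})=0$, and \eqref{eq:hecke} gives $c(y\pi_{\mathfrak q})=\lambda_G(\mathfrak q)c(y)$ and $c(y\pi_{\mathfrak q}^{i+1})=\lambda_G(\mathfrak q)c(y\pi_{\mathfrak q}^i)-N\mathfrak q^{k-1}\omega(\mathfrak q)c(y\pi_{\mathfrak q}^{i-1})$. This is the recursion \eqref{eq:shimura} for $\lambda_G(\mathfrak q^i)$, so $c(y\pi_{\mathfrak q}^i)=\lambda_G(\mathfrak q^i)c(y)$. For $\mathfrak p\mid\mathfrak n$, \eqref{eq:hecke} gives $c(y\pi_{\mathfrak p}^i)=\lambda_G(\mathfrak p)^ic(y)$. Removing one prime at a time yields the formula, and $c(\mathcal O_F,G)=0$ would force $G=0$ by Lemma~\ref{lem:fourier}(c).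
\end{proof}

We call the argument for (c) \emph{propagation}; it works one prime at a time. An eigenform is \emph{normalized} if $c(\mathcal O_F,G)=1$; then $c(\mathfrak m,G)=\lambda_G(\mathfrak m)$. Part (c) is where the operators at the primes dividing $\mathfrak n$ are first needed: the first coefficient of $E_4(Nz)$ vanishes for $N>1$. By (c) and Lemma~\ref{lem:fourier}(c), an eigenform is determined up to scaling by its eigenvalues. Commuting operators on a finite-dimensional space have finitely many systems of eigenvalues, so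
\begin{equation}\label{eq:finite}
\text{for given $F$, $\mathfrak n$, $k$ there are finitely many normalized eigenforms.}
\end{equation}

For cusp forms we use the Ramanujan bound.

\begin{theorem}[Blasius \cite{Bla}]\label{thm:ram}
Let $G$ be a cuspidal eigenform of parallel weight $k\ge2$, level $\mathfrak n$ and central character $\omega$, and let $\mathfrak q\nmid\mathfrak n$. Then $\lambda_G(\mathfrak q)=\alpha+\beta$ with $\alpha\beta=\omega(\mathfrak q)N\mathfrak q^{k-1}$ and $|\alpha|=|\beta|=N\mathfrak q^{(k-1)/2}$.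
\end{theorem}

Whenever $\lambda_G(\mathfrak q)=\alpha+\beta$ and $\alpha\beta=\omega(\mathfrak q)N\mathfrak q^{k-1}$, the recursion \eqref{eq:shimura} gives $\lambda_G(\mathfrak q^j)=\sum_{i=0}^j\alpha^{j-i}\beta^i$.

\subsection{Products, twists and minimal levels}
Multiplying two expansions \eqref{eq:fourier} gives, for all $y$ and $\xi\gg0$,
\begin{equation}\label{eq:product}
c(\xi y,GG')=c_0(y,G)c(\xi y,G')+c_0(y,G')c(\xi y,G)+\sum_{\substack{\alpha+\beta=\xi\\ \alpha,\beta\gg0}}c(\alpha y,G)c(\beta y,G'),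
\end{equation}
and $c_0(y,GG')=c_0(y,G)c_0(y,G')$. The sum is controlled by the inequality
\begin{equation}\label{eq:SA}
N(\alpha+\beta)^{1/n}\ge N(\alpha)^{1/n}+N(\beta)^{1/n}\qquad(\alpha,\beta\gg0),
\end{equation}
with equality if and only if $\alpha/\beta\in\mathbb Q$. Indeed, the inequality of arithmetic and geometric means, applied to the numbers $\alpha_v/(\alpha_v+\beta_v)$ and to the numbers $\beta_v/(\alpha_v+\beta_v)$, bounds the right side divided by the left side by $\frac1n\sum_v1=1$, and equality means that $\alpha_v/\beta_v$ does not depend on $v$.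

\begin{lemma}\label{lem:conv}
Suppose that $c(y,G)$ and $c(y,G')$ vanish unless $(y)\mathfrak d$ is integral.
\begin{itemize}
\item[(a)] If $N((\xi y)\mathfrak d)<2^n$, the sum in \eqref{eq:product} has no nonzero term.
\item[(b)] For $y=\delta^{-1}$ only $\alpha,\beta\in\mathcal O_F$ contribute, and they satisfy $N\alpha,N\beta\le(N\xi^{1/n}-1)^n<N\xi$. If $\xi=2$, only $\alpha=\beta=1$ contributes. If $\xi=M$ is a positive integer, at most $M^n$ pairs contribute.
\end{itemize}
\end{lemma}

\begin{proof}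
A nonzero term has $N((\alpha y)\mathfrak d)\ge1$ and $N((\beta y)\mathfrak d)\ge1$. Multiplying \eqref{eq:SA} by $N((y)\mathfrak d)^{1/n}$ gives (a) and the bound in (b). For $\xi=2$ equality holds in \eqref{eq:SA} with $N\alpha=N\beta=1$, so $\alpha/\beta$ is a positive rational number of norm $1$. For $\xi=M$, $\alpha$ lies in the box $(0,M)^n$, which is covered by $M^n$ half-open unit cubes; two integers in the same cube differ by an integer of norm less than $1$ in absolute value, so they coincide.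
\end{proof}

For a narrow class character $\chi$ put $(G\otimes\chi)(x,z)=\chi(\det x)G(x,z)$. This is a form of the same weight and level. The matrices in $U_{\mathfrak p}$ and $T_{\mathfrak q}$ have a uniformizer as determinant, and the central character becomes $\omega\chi^2$; so if $G$ is an eigenform, then $G\otimes\chi$ is an eigenform with eigenvalues $\chi(\mathfrak m)\lambda_G(\mathfrak m)$. Also $c_0(y,G\otimes\chi)=\chi(y)c_0(y,G)$ and $(G\otimes\chi)(G'\otimes\chi')=GG'\otimes\chi\chi'$.

We study each solution at a level $\mathfrak n$ that is \emph{minimal} under divisibility among the levels at which it is a solution. Minimality is used in the following form: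
\begin{equation}\label{eq:minimal}
\text{if $\mathfrak p^e\|\mathfrak n$ with $e\ge2$, then $f,h,g$ are not all $K_1(\mathfrak p^{e-1})$-invariant.}
\end{equation}
Otherwise they have level $\mathfrak n\mathfrak p^{-1}$, which has the same prime divisors as $\mathfrak n$ and hence the same Hecke operators.

\section{Constant terms of eigenforms}\label{sec:constant}

\subsection{The two characters of a non-cuspidal eigenform}
The constant term of an eigenform inherits the Hecke equations, and on the diagonal torus these equations can be solved. We use the Iwasawa decomposition, which writes each element of $GL_2(\mathbb A_f)$ as an upper triangular matrix times an element of $GL_2(\widehat{\mathcal O}_F)$, and the Bruhat decomposition $GL_2(F_{\mathfrak p})=\mathcal B\cup\mathcal Bw'\{n_b:b\in F_{\mathfrak p}\}$, where $\mathcal B$ is the upper triangular subgroup and $w'=\begin{pmatrix}0&1\\1&0\end{pmatrix}$.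

\begin{lemma}\label{lem:const}
Let $G$ be a non-cuspidal eigenform of weight $k$ and level $\mathfrak n$.
\begin{itemize}
\item[(a)] There are unique characters $\chi_1,\chi_2$ of $Cl^+_{\mathfrak n}$ such that
\begin{equation}\label{eq:left}
C_G(\mathrm{diag}(t_1,t_2)n_bx)=|t_1/t_2|^{k/2}\chi_1(t_1)\chi_2(t_2)C_G(x)
\end{equation}
for all $t_1,t_2\in\mathbb A_f^\times$, $b\in\mathbb A_f$, $x\in GL_2(\mathbb A_f)$. Moreover $\chi_1\chi_2=\omega_G$, and $\lambda_G(\mathfrak q)=\chi_1(\mathfrak q)+\chi_2(\mathfrak q)N\mathfrak q^{k-1}$ for $\mathfrak q\nmid\mathfrak n$.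
\item[(b)] Let $\mathfrak p\mid\mathfrak n$. Let $\Psi\ne0$ be a function on $GL_2(\mathbb A_f)$ that satisfies \eqref{eq:left}, is right invariant under an open subgroup and under $N(\mathcal O_{\mathfrak p})$, and satisfies $P^{k/2-1}\sum_{b\bmod\mathfrak p}\rho(n_bt_\pi)\Psi=\lambda\Psi$. Then $\lambda\in\{0,\chi_1(\pi),\chi_2(\pi)P^{k-1}\}$. In particular $|\lambda|\le P^{k-1}$.
\item[(c)] If $c_0(\cdot,G)\not\equiv0$, then $\chi_1$ is a narrow class character, $c_0(y,G)=\chi_1(y)C_G(1)\ne0$ for all $y$, and $\lambda_G(\mathfrak p)=\chi_1(\mathfrak p)$ for all $\mathfrak p\mid\mathfrak n$.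
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $C_G$ is left invariant under all $n_b$ and right invariant under $GL_2(\mathcal O_{\mathfrak q})$ for $\mathfrak q\nmid\mathfrak n$, the Iwasawa decomposition reduces \eqref{eq:left} to the case $b=0$, $x=\kappa\in\prod_{\mathfrak p\mid\mathfrak n}GL_2(\mathcal O_{\mathfrak p})$. Put $\Phi_\kappa(t_1,t_2)=|t_1/t_2|^{-k/2}C_G(\mathrm{diag}(t_1,t_2)\kappa)$. For $\xi_1,\xi_2\in F^+$ the factor in \eqref{eq:aut} for $\gamma=\mathrm{diag}(\xi_1,\xi_2)$ is $N(\xi_2/\xi_1)^{k/2}=|\xi_1/\xi_2|^{k/2}$, so $\Phi_\kappa$ is invariant under $(F^+)^2$. For $u_1,u_2\in U(\mathfrak n)$ the matrix $\kappa^{-1}\mathrm{diag}(u_1,u_2)\kappa$ is congruent to $1$ modulo $\mathfrak n$, so $\Phi_\kappa$ is invariant under $U(\mathfrak n)^2$. Thus $\Phi_\kappa$ is a function on the finite group $(Cl^+_{\mathfrak n})^2$. As $\kappa$ commutes with $GL_2(F_{\mathfrak q})$ for $\mathfrak q\nmid\mathfrak n$, taking constant terms in the definition of $T_{\mathfrak q}$ gives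
\[
\lambda_G(\mathfrak q)\Phi_\kappa(t_1,t_2)=\Phi_\kappa(t_1\pi_{\mathfrak q},t_2)+N\mathfrak q^{k-1}\Phi_\kappa(t_1,t_2\pi_{\mathfrak q}).
\]
Expand $\Phi_\kappa$ in characters. Every pair $(\chi_1,\chi_2)$ that occurs satisfies $\lambda_G(\mathfrak q)=\chi_1(\mathfrak q)+\chi_2(\mathfrak q)N\mathfrak q^{k-1}$ for all $\mathfrak q\nmid\mathfrak n$. If $(\chi_1',\chi_2')$ does so too, then $N\mathfrak q^{k-1}|\chi_2(\mathfrak q)-\chi_2'(\mathfrak q)|\le2$. Each class contains primes of arbitrarily large norm and $k\ge2$, so $\chi_2=\chi_2'$, and then $\chi_1=\chi_1'$. Hence a single pair occurs, the same for all $\kappa$, and it does occur since $C_G\not\equiv0$. Taking $t_1=t_2$ gives $\chi_1\chi_2=\omega_G$.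

(b) Fix the components away from $\mathfrak p$ so that the resulting function on $GL_2(F_{\mathfrak p})$, still called $\Psi$, is nonzero. If $\Psi(1)\ne0$, evaluating the eigenvalue equation at $1$ gives $\lambda\Psi(1)=P^{k/2}\Psi(t_\pi)=\chi_1(\pi)\Psi(1)$. Now let $\Psi(1)=0$. Then $\Psi$ vanishes on $\mathcal B\,\bar N(\mathfrak p^j)$ for some $j$. Put $\phi(b)=\Psi(w'n_b)$, a function on $F_{\mathfrak p}/\mathcal O_{\mathfrak p}$. It is nonzero by the Bruhat decomposition, and the identity
\[
w'n_b=\begin{pmatrix}-b^{-1}&1\\0&b\end{pmatrix}\bar n_{b^{-1}}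
\]
shows that it has finite support. From $n_bt_\pi=t_\pi n_{b/\pi}$ and $w't_\pi=\mathrm{diag}(1,\pi)w'$ we get
\[
\lambda\phi=\chi_2(\pi)P^{k-1}V\phi,\qquad(V\phi)(b)=\sum_{b'\bmod\mathfrak p}\phi\bigl((b+b')/\pi\bigr).
\]
Let $I(\phi)=\sum_{b\in F_{\mathfrak p}/\mathcal O_{\mathfrak p}}\phi(b)$. As $b$ and $b'$ run over representatives of $F_{\mathfrak p}/\mathcal O_{\mathfrak p}$ and $\mathcal O_{\mathfrak p}/\mathfrak p$, the element $(b+b')/\pi$ runs over representatives of $F_{\mathfrak p}/\mathcal O_{\mathfrak p}$. So $I(V\phi)=I(\phi)$, and $\lambda=\chi_2(\pi)P^{k-1}$ if $I(\phi)\ne0$. Let $I(\phi)=0$. If $\phi$ is supported on $\mathfrak p^{-i}$ with $i\ge1$, then $V\phi$ is supported on $\mathfrak p^{1-i}$. So $V^i\phi$ is supported on the single coset $\mathcal O_{\mathfrak p}$, where its value is $I(V^i\phi)=0$. Thus $\lambda^i\phi=0$ and $\lambda=0$.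

(c) By (a), $c_0(y)=|y|^{-k/2}C_G(t_y)=\chi_1(y)C_G(1)$, so $C_G(1)\ne0$. Since $c_0(y)$ depends only on $(y)$, $\chi_1$ is trivial on $\widehat{\mathcal O}_F^\times$. Finally $\lambda_G(\mathfrak p)c_0(y)=c_0(y\pi_{\mathfrak p})$ by \eqref{eq:hecke}.
\end{proof}

\begin{lemma}\label{lem:size}
Let $G$ be an eigenform of weight $k$ and level $\mathfrak n$. If $G$ is not cuspidal, then $|\lambda_G(\mathfrak m)|\le\operatorname{div}(\mathfrak m)N\mathfrak m^{k-1}\le N\mathfrak m^k$, and
\begin{equation}\label{eq:twoside}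
\tfrac12N\mathfrak q^{k-1}\le N\mathfrak q^{k-1}-1\le|\lambda_G(\mathfrak q)|\le N\mathfrak q^{k-1}+1\le2N\mathfrak q^{k-1}\qquad(\mathfrak q\nmid\mathfrak n).
\end{equation}
If $G$ is cuspidal, then $|\lambda_G(\mathfrak m)|\le\operatorname{div}(\mathfrak m)N\mathfrak m^{k/2}\le N\mathfrak m^{k/2+1}$, and $|\lambda_G(\mathfrak q^j)|\le(j+1)N\mathfrak q^{j(k-1)/2}$ for $\mathfrak q\nmid\mathfrak n$.
\end{lemma}

\begin{proof}
It suffices to treat prime powers. In the non-cuspidal case, Lemma~\ref{lem:const}(a) gives \eqref{eq:twoside} and $|\lambda_G(\mathfrak q^j)|\le(j+1)N\mathfrak q^{j(k-1)}$, and Lemma~\ref{lem:const}(b) with $\Psi=C_G$ handles $\mathfrak p\mid\mathfrak n$. In the cuspidal case use Theorem~\ref{thm:ram} at $\mathfrak q\nmid\mathfrak n$. At $\mathfrak p\mid\mathfrak n$, recall that $|G(x,z)|N(\mathrm{Im}\,z)^{k/2}$ is bounded on $GL_2(\mathbb A_f)\times\mathfrak H^n$ for a cusp form $G$. If $M>0$ is its supremum, the definition of $U_{\mathfrak p}$ gives $|\lambda_G(\mathfrak p)|M\le P^{k/2-1}\cdot P\cdot M$.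
\end{proof}

Call a normalized eigenform $G$ \emph{standard} if $c_0(y,G)$ is a nonzero constant $a_G$, independent of $y$. By Lemma~\ref{lem:const}(c), an eigenform with $c_0\not\equiv0$ becomes standard after twisting by $\chi_1^{-1}$ and normalizing. Let $G$ be standard, of weight $k$ and level $\mathfrak n$. Then $(\chi_1,\chi_2)=(1,\omega_G)$ and $\lambda_G(\mathfrak p)=1$ for $\mathfrak p\mid\mathfrak n$. Let $\mathfrak f_0\mid\mathfrak n$ be the conductor of $\omega_G$ and $\varphi_0$ the primitive character of ideals that $\omega_G$ defines: $\varphi_0(\mathfrak p)=\omega_G(\mathfrak p)$ for $\mathfrak p\nmid\mathfrak f_0$ and $\varphi_0(\mathfrak p)=0$ for $\mathfrak p\mid\mathfrak f_0$. For a finite set $S$ of primes let $\varphi_S$ be $\varphi_0$ made zero at the primes of $S$. With $S$ the set of primes dividing $\mathfrak n$ and $\varphi=\varphi_S$, we have $\lambda_G(\mathfrak q^j)=\sum_{i=0}^j(\varphi(\mathfrak q)N\mathfrak q^{k-1})^i$ for every prime, that is,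
\begin{equation}\label{eq:standard}
\lambda_G(\mathfrak m)=\sum_{\mathfrak c\mid\mathfrak m}\varphi(\mathfrak c)N\mathfrak c^{k-1}.
\end{equation}
By Lemma~\ref{lem:fourier}(c), the function $G$ is determined by $k$, $\varphi_0$ and $S$.

\subsection{The value of the constant term}
We recall what we need about $L(s,\psi)=\sum_{\mathfrak m}\psi(\mathfrak m)N\mathfrak m^{-s}$. Let $\psi$ be a primitive ray class character of finite conductor $\mathfrak f$ and signs $\epsilon_v\in\{0,1\}$, meaning that $\psi((\alpha))=\prod_v\mathrm{sgn}(\alpha_v)^{\epsilon_v}$ for $\alpha\in\mathcal O_F\setminus\{0\}$ with $\alpha\equiv1\bmod\mathfrak f$. Then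
\[
\Lambda(s,\psi)=(dN\mathfrak f)^{s/2}\prod_v\pi^{-(s+\epsilon_v)/2}\Gamma\Bigl(\frac{s+\epsilon_v}2\Bigr)\,L(s,\psi)
\]
(where $\pi=3.14\ldots$) is entire for $\psi\ne1$, holomorphic outside $s=0,1$ for $\psi=1$, and $|\Lambda(1-s,\psi)|=|\Lambda(s,\bar\psi)|$. Let $\mathcal U=\mathcal O_F^\times$, let $\mathcal U^+$ be the group of totally positive units, $h_F$ the class number and $\mathrm{Reg}$ the regulator. The class number formula reads $\zeta_F(s)\sim-\frac12h_F\,\mathrm{Reg}\cdot s^{n-1}$ as $s\to0$, and $h_F^+=2^nh_F/[\mathcal U:\mathcal U^+]$. By Lemma~\ref{lem:eigen}(a), the character $\varphi_0$ of a standard form of weight $k$ has $\epsilon_v\equiv k\bmod2$ for all $v$.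

\begin{proposition}\label{prop:a0}
If $G$ is standard of weight $k$, with $\varphi$ as in \eqref{eq:standard}, then $a_G=2^{-n}L(1-k,\varphi)$.
\end{proposition}

For $G=E_k$ this is $-B_k/2k=\frac12\zeta(1-k)$. We have not identified $G$ with an explicit Eisenstein series, so we read $a_G$ off from the residue at $s=0$ of the Mellin transform of one component of $G$, and compute this residue a second time from \eqref{eq:standard}.

\begin{proof}
Let $G_1(z)=|\delta|^{k/2}G(t_{\delta^{-1}},z)=a_G+\sum_{\xi\in\mathcal O_F,\,\xi\gg0}\lambda_G((\xi))e^{2\pi i\mathrm{Tr}(\xi z)}$ and $G_2(z)=N(z)^{-k}G_1(-1/z)$. By \eqref{eq:aut} with $\gamma=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, $G_2(z)=|\delta|^{k/2}G(\gamma^{-1}t_{\delta^{-1}},z)$. So $G_2$ has a Fourier expansion over $0$ and the totally positive elements of a lattice in $F$; let $a'$ be its constant term. For $\varepsilon\in\mathcal U^+$ we have $G_1(\varepsilon z)=G_1(z)$, hence $G_2(\varepsilon z)=G_2(z)$.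

\emph{Decay.} The logarithms of $\mathcal U^+$ form a lattice in the hyperplane of trace zero in $\mathbb R^n$. So $\mathbb R_+^n/\mathcal U^+$ has a fundamental domain on which $y_v\ge c_1N(y)^{1/n}$ for all $v$, with $c_1>0$. For $y$ in this domain with $N(y)\ge1$ we have $e^{-2\pi\mathrm{Tr}(\xi y)}\le e^{-\pi c_1\mathrm{Tr}\xi}e^{-\pi nN(\xi y)^{1/n}}$. The norms $N\xi$ of nonzero lattice elements are bounded below, and the Fourier series converge absolutely at $z=\frac{ic_1}2(1,\dots,1)$. Hence $G_1(iy)-a_G$ and $G_2(iy)-a'$ are $O(e^{-c_2N(y)^{1/n}})$ with $c_2>0$.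

\emph{The Mellin transform.} Let $d^\times y=\prod dy_v/y_v$. The group $\mathcal U^+$ acts freely on $\{\xi\gg0\}$, and its orbits on totally positive integers correspond to the integral ideals in the trivial narrow class. Unfolding, which Lemma~\ref{lem:size} justifies for $\mathrm{Re}\,s$ large, gives
\[
\int_{\mathbb R_+^n/\mathcal U^+}(G_1(iy)-a_G)N(y)^sd^\times y=(2\pi)^{-ns}\Gamma(s)^nZ(s),\qquad Z(s)=\sum_{\mathfrak m\ \text{narrowly principal}}\lambda_G(\mathfrak m)N\mathfrak m^{-s}.
\]
Split the integral at $N(y)=1$. In the part $N(y)\le1$ substitute $y\mapsto1/y$ and use $G_1(i/y)=i^{nk}N(y)^kG_2(iy)$. The left side becomes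
\[
\int_{N(y)\ge1}(G_1(iy)-a_G)N(y)^sd^\times y+i^{nk}\int_{N(y)\ge1}(G_2(iy)-a')N(y)^{k-s}d^\times y+\int_{N(y)\ge1}\bigl(i^{nk}a'N(y)^{k-s}-a_GN(y)^{-s}\bigr)d^\times y .
\]
The first two integrals are entire. In the coordinates $x_v=\log y_v$ ($v<n$) and $u=N(y)$ we have $d^\times y=\prod_{v<n}dx_v\cdot du/u$. Let $\mathrm{Reg}^+$ be the covolume of $\log\mathcal U^+$ in the first $n-1$ coordinates. The third integral is $\mathrm{Reg}^+\bigl(i^{nk}a'/(s-k)-a_G/s\bigr)$. So $(2\pi)^{-ns}\Gamma(s)^nZ(s)$ has residue $-a_G\mathrm{Reg}^+$ at $s=0$.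

\emph{The residue from the Euler products.} By orthogonality and \eqref{eq:standard},
\[
Z(s)=\frac1{h_F^+}\sum_\chi L(s,\chi)L(s-k+1,\chi\varphi),
\]
with $\chi$ running over the narrow class characters. Let $\chi\ne1$ have signs $\epsilon_v$. Since $\Lambda(s,\chi)$ is entire, $L(s,\chi)$ vanishes at $s=0$ to order at least $\#\{v:\epsilon_v=0\}$. The primitive character $\chi\varphi_0$ has signs $\epsilon_v'\equiv\epsilon_v+k$, and its gamma factor at $v$ has a pole at $1-k$ when $1-k+\epsilon_v'$ is even and $\le0$; as $k\ge2$, this happens exactly when $\epsilon_v=1$. The function $\Lambda(\cdot,\chi\varphi_0)$ is holomorphic at $1-k\le-1$, and $L(\cdot,\chi\varphi)$ is $L(\cdot,\chi\varphi_0)$ times finitely many entire factors. So $L(s-k+1,\chi\varphi)$ vanishes at $s=0$ to order at least $\#\{v:\epsilon_v=1\}$. The two orders add up to at least $n$, and $\chi$ does not contribute to the pole of $\Gamma(s)^nZ(s)$. The term $\chi=1$ has residue $-\frac{h_F\mathrm{Reg}}{2h_F^+}L(1-k,\varphi)$. The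 image of $\mathcal U^+$ in $\mathcal U/\{\pm1\}$ has index $\frac12[\mathcal U:\mathcal U^+]$, so $\mathrm{Reg}^+=\frac12[\mathcal U:\mathcal U^+]\mathrm{Reg}$, and
\[
a_G=\frac{h_F\,\mathrm{Reg}}{2h_F^+\,\mathrm{Reg}^+}L(1-k,\varphi)=2^{-n}L(1-k,\varphi).\qedhere
\]
\end{proof}

Put $\gamma_k=\Gamma(k)/(2\pi)^k$. This sequence is positive and eventually exceeds every geometric progression.

\begin{lemma}\label{lem:Lbound}
Let $k\ge2$, let $\varphi_0$ be primitive of conductor $\mathfrak f_0$ with all signs $\epsilon_v\equiv k\bmod2$, and let $S$ be a finite set of primes. Then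
\begin{equation}\label{eq:Lexact}
|2^{-n}L(1-k,\varphi_S)|=(dN\mathfrak f_0)^{k-1/2}\gamma_k^n\,|L(k,\overline{\varphi_0})|\prod_{\mathfrak p\in S,\ \mathfrak p\nmid\mathfrak f_0}|1-\varphi_0(\mathfrak p)N\mathfrak p^{k-1}|,
\end{equation}
where $\zeta(k)^{-n}\le|L(k,\overline{\varphi_0})|\le\zeta(k)^n$ and each factor of the product is at least $1$. Moreover
\begin{equation}\label{eq:Llower}
|2^{-n}L(1-k,\varphi_S)|\ge\Bigl(\frac{\gamma_k}{2\zeta(2)}\Bigr)^nd^{k-1/2}N\mathfrak f_0^{k/2}\prod_{\mathfrak p\in S\ \mathrm{or}\ \mathfrak p\mid\mathfrak f_0}N\mathfrak p^{(k-1)/2}.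
\end{equation}
\end{lemma}

\begin{proof}
Let $\epsilon\equiv k$ be the common sign. In the functional equation at $s=k$ each real place contributes $\pi^{1/2-k}\Gamma(\frac{k+\epsilon}2)/|\Gamma(\frac{1-k+\epsilon}2)|$. Since $\frac{k-\epsilon}2$ is an integer, the reflection formula gives $|\Gamma(\frac{1-k+\epsilon}2)|^{-1}=\pi^{-1}\Gamma(\frac{k+1-\epsilon}2)$, and the duplication formula gives $\Gamma(\frac{k+\epsilon}2)\Gamma(\frac{k+1-\epsilon}2)=\Gamma(\frac k2)\Gamma(\frac{k+1}2)=2^{1-k}\sqrt\pi\,\Gamma(k)$. The contribution is $2\gamma_k$, and removing the Euler factors at $S$ gives \eqref{eq:Lexact}. Both $|L(k,\overline{\varphi_0})|$ and its inverse, which is at most $\prod(1+N\mathfrak p^{-k})$, are bounded by $\zeta_F(k)\le\zeta(k)^n$. Each factor of the product is at least $x-1$ with $x=N\mathfrak p^{k-1}\ge2$. Now $x-1\ge\sqrt x$ for $x\ge3$, while $x=2$ occurs for at most $n$ primes and then $x-1\ge\frac12\sqrt x$. Finally $N\mathfrak f_0^{k-1/2}=N\mathfrak f_0^{k/2}N\mathfrak f_0^{(k-1)/2}\ge N\mathfrak f_0^{k/2}\prod_{\mathfrak p\mid\mathfrak f_0}N\mathfrak p^{(k-1)/2}$.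
\end{proof}

\section{The second cusp}\label{sec:cusp}

Fix a prime $\mathfrak p$ with $\mathfrak p^e\|\mathfrak n$, $e\ge1$, and let
\[
w=w_e=\begin{pmatrix}0&1\\\pi^e&0\end{pmatrix}\in GL_2(F_{\mathfrak p}),\qquad G^*=\rho(w)G .
\]
For $F=\mathbb Q$, $\mathfrak n=(p^e)$ and $\pi=p$, the function $G^*(1,z)$ is a constant multiple of $z^{-k}G(1,-1/p^ez)$, as \eqref{eq:aut} with $\gamma=\begin{pmatrix}0&-1\\p^e&0\end{pmatrix}$ shows: we are expanding $G$ at the cusp $0$. The operation $G\mapsto G^*$ is multiplicative and commutes with everything that happens away from $\mathfrak p$. It is useful because it turns the level of $G$ at $\mathfrak p$, which is invisible in the expansion at $\infty$, into a gap in the Fourier series.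

Say that a form $G$ of weight $k$ and level $\mathfrak n$ is \emph{eigen away from $\mathfrak p$} if it has a central character $\omega$ and satisfies eigenvalue equations for all $T(\mathfrak q)$, $\mathfrak q\nmid\mathfrak n$, and all $U_{\mathfrak p'}$, $\mathfrak p'\mid\mathfrak n$, $\mathfrak p'\ne\mathfrak p$. Then $\lambda_G(\mathfrak m)$ is defined for $\mathfrak m$ prime to $\mathfrak p$, and the last claim of Lemma~\ref{lem:eigen}(a) holds for $G$. Write $c^*(y,G)=c(y,G^*)$ and $c_0^*(y,G)=c_0(y,G^*)$. Since $w^2=\pi^e$ is a scalar,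
\begin{equation}\label{eq:wconj}
w^{-1}\begin{pmatrix}A&B\\C&D\end{pmatrix}w=w\begin{pmatrix}A&B\\C&D\end{pmatrix}w^{-1}=\begin{pmatrix}D&C\pi^{-e}\\B\pi^e&A\end{pmatrix}.
\end{equation}
So $\rho(\kappa)G^*=\omega_{\mathfrak p}(A)G^*$ for $\kappa\in K_0(\mathfrak p^e)$ with upper left entry $A$, and $G^*$ is invariant under the components of $K_1(\mathfrak n)$ away from $\mathfrak p$. Consequently $c^*(y)=0$ unless $(y)\mathfrak d$ is integral, and
\begin{equation}\label{eq:starprop}
c^*(yu)=\omega_{\mathfrak p}(u_{\mathfrak p})c^*(y)\quad(u\in\widehat{\mathcal O}_F^\times),\qquad c^*(y\pi_{\mathfrak m})=\lambda_G(\mathfrak m)c^*(y),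
\end{equation}
where in the second formula $(y)\mathfrak d$ is a power of $\mathfrak p$, $\mathfrak m$ is prime to $\mathfrak p$, and $\pi_{\mathfrak m}$ is an idele with ideal $\mathfrak m$ and component $1$ at $\mathfrak p$; this is propagation at the primes other than $\mathfrak p$. In particular $|c^*(\mathfrak m,G)|:=|c^*(y,G)|$, $(y)=\mathfrak m\mathfrak d^{-1}$, is well defined, and for $\xi\in\mathcal O_F$, $\xi\gg0$, prime to $\mathfrak p$,
\begin{equation}\label{eq:starxi}
c^*(\xi\delta^{-1},G)=\omega_{\mathfrak p}(\xi)\lambda_G((\xi))\,c^*(\delta^{-1},G),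
\end{equation}
because $\xi=\pi_{(\xi)}u$ with $u_{\mathfrak p}=\xi$ and $u$ trivial elsewhere. For $G\ne0$ put
\[
i_G=\min\{v_{\mathfrak p}((y)\mathfrak d):c^*(y,G)\ne0\}.
\]
By \eqref{eq:starprop} the minimum is attained at every $y$ with $(y)=\mathfrak p^{i_G}\mathfrak d^{-1}$. In particular, $i_G=0$ if and only if $c^*(\delta^{-1},G)\ne0$.

\begin{lemma}\label{lem:gen}
For $e\ge1$, the groups $K_1(\mathfrak p^e)$ and $\bar N(\mathfrak p^{e-1})$ generate $K_1(\mathfrak p^{e-1})$.
\end{lemma}

\begin{proof}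
Let $\Gamma\subset K_1(\mathfrak p^{e-1})$ be the group they generate; it contains $N(\mathcal O_{\mathfrak p})$ and all $t_u$, $u\in\mathcal O_{\mathfrak p}^\times$. If $D$ is a unit,
\begin{equation}\label{eq:LDU}
\begin{pmatrix}A&B\\C&D\end{pmatrix}=n_{B/D}\;\mathrm{diag}(A-BC/D,\,D)\;\bar n_{C/D}.
\end{equation}
For an element of $K_1(\mathfrak p^{e-1})$ the entry $D$ is a unit if $e\ge2$. If $e=1$ and $D$ is not a unit, then $C$ is, and right multiplication by $n_1$ replaces $D$ by the unit $C+D$. So it suffices to show that $\mathrm{diag}(1,D)\in\Gamma$ for every unit $D=1+C$ with $C\in\mathfrak p^{e-1}$. By \eqref{eq:LDU},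
\[
\bar n_Cn_1=\begin{pmatrix}1&1\\C&D\end{pmatrix}=n_{1/D}\,\mathrm{diag}(D^{-1},D)\,\bar n_{C/D},
\]
so $\mathrm{diag}(D^{-1},D)\in\Gamma$; multiply by $t_D$.
\end{proof}

\begin{lemma}\label{lem:gap}
Let $G\ne0$ be eigen away from $\mathfrak p$.
\begin{itemize}
\item[(a)] If $i_G\ge1$, then $G$ is $K_1(\mathfrak p^{e-1})$-invariant, and the conductor exponent of $\omega$ at $\mathfrak p$ is at most $e-1$.
\item[(b)] If $G$ is $\bar N(\mathfrak p^{e_0})$-invariant with $0\le e_0\le e$, then $c^*(y,G)\ne0$ only if $\mathfrak p^{e-e_0}\mid(y)\mathfrak d$.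
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:wconj}, $w^{-1}n_bw=\bar n_{b\pi^e}$ for $b\in F_{\mathfrak p}$. So $G^*$ is invariant under $n_b$ if and only if $G$ is invariant under $\bar n_{b\pi^e}$. Part (b) is now Lemma~\ref{lem:fourier}(b) with $I=\mathfrak p^{e_0-e}$. For (a), let $b\in\mathfrak p^{-1}$. By Lemma~\ref{lem:fourier}(a), $G^*(t_yn_b,z)$ is obtained from $G^*(t_y,z)$ by multiplying the $\xi$-th term by $\mathbf e(\xi yb)$. If $c^*(\xi y)\ne0$, then $v_{\mathfrak p}((\xi y)\mathfrak d)\ge1$, so $\xi yb\in\mathfrak d_{\mathfrak p}^{-1}$ and the factor is $1$. The form $\rho(n_b)G^*-G^*$ vanishes at all $t_y$, hence is zero. So $G$ is invariant under $\bar N(\mathfrak p^{e-1})$, and under $K_1(\mathfrak p^{e-1})$ by Lemma~\ref{lem:gen}. If $u\in\mathcal O_{\mathfrak p}^\times$ and $u-1\in\mathfrak p^{e-1}$, then $\mathrm{diag}(1,u)$ lies in $K_1(\mathfrak p^{e-1})$ and acts on $G$ by $\omega_{\mathfrak p}(u)$; so $\omega_{\mathfrak p}(u)=1$.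
\end{proof}

The next lemma says that an eigenform with nonzero $U_{\mathfrak p}$-eigenvalue has no more level at $\mathfrak p$ than its central character requires, apart from a first power of $\mathfrak p$.

\begin{lemma}\label{lem:lower}
Let $e\ge2$. Let $G$ be a $K_1(\mathfrak p^e)$-invariant form with central character $\omega$, with $\omega_{\mathfrak p}$ trivial on $1+\mathfrak p^{e-1}$, and $U_{\mathfrak p}G=\lambda G$ with $\lambda\ne0$. Then $G$ is $K_1(\mathfrak p^{e-1})$-invariant.
\end{lemma}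

\begin{proof}
Let $C\in\mathfrak p^{e-1}$, $b\in\mathcal O_{\mathfrak p}$ and $b'=b(1+Cb)^{-1}\equiv b\bmod\mathfrak p$. Then
\[
\bar n_Cn_bt_\pi=\begin{pmatrix}\pi&b\\C\pi&1+Cb\end{pmatrix}=n_{b'}t_\pi\kappa,\qquad\kappa=\begin{pmatrix}1-b'C&0\\C\pi&1+Cb\end{pmatrix}\in K_0(\mathfrak p^e),
\]
and $\kappa$ acts on $G$ by $\omega_{\mathfrak p}(1+Cb)=1$. So $\rho(\bar n_C)\rho(n_bt_\pi)G=\rho(n_bt_\pi)G$, and $G=\lambda^{-1}U_{\mathfrak p}G$ is $\bar N(\mathfrak p^{e-1})$-invariant. Apply Lemma~\ref{lem:gen}.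
\end{proof}

A long gap in one factor makes the other factor and the product proportional in their first coefficients. The Hecke relation \eqref{eq:weight} forbids this. For each field $F$ and finite set $S$ of primes, fix once and for all a prime $\mathfrak q_0=(\xi_0)\notin S$ with $\xi_0\gg0$ and $Q=N\mathfrak q_0\ge3$; the trivial narrow class contains infinitely many primes. Below, $S$ is the set of primes dividing $\mathfrak n$.

\begin{lemma}\label{lem:rigid}
Let $G_1,G_2$ be eigenforms of level $\mathfrak n$ and different weights $k_1,k_2$, with $c^*(\delta^{-1},G_1)\ne0$. There is no $A\in\mathbb C$ with $c^*(\xi\delta^{-1},G_1)=A\,c^*(\xi\delta^{-1},G_2)$ for $\xi=1,\xi_0,\xi_0^2$.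
\end{lemma}

\begin{proof}
Divide the equations for $\xi_0^i$ by the one for $\xi=1$ and use \eqref{eq:starxi}. This gives $\lambda_{G_1}(\mathfrak q_0^i)=\theta^i\lambda_{G_2}(\mathfrak q_0^i)$ for $i=1,2$, where $\theta=\omega_{G_2,\mathfrak p}(\xi_0)/\omega_{G_1,\mathfrak p}(\xi_0)$ has absolute value $1$. By \eqref{eq:weight}, $Q^{k_1-1}=Q^{k_2-1}$, which is false.
\end{proof}

\section{An auxiliary rational prime}\label{sec:cheb}

For $|z|=1$ let $X_j(z)=\sum_{i=0}^jz^{j-2i}$ ($j\ge0$) and $X_{-1}=0$; these are the Chebyshev polynomials of the second kind in $\frac12(z+z^{-1})$. Let $G$ be a cuspidal eigenform of weight $\mu+1$ and let $\ell$ be a rational prime, unramified in $F$ and prime to the level, with $(\ell)=\mathfrak q_1\cdots\mathfrak q_r$. Choose $\nu_i$ with $\nu_i^2=\omega_G(\mathfrak q_i)$. By Theorem~\ref{thm:ram}, the numbers $\alpha,\beta$ at $\mathfrak q_i$ are $\nu_iN\mathfrak q_i^{\mu/2}z_i^{\pm1}$ with $|z_i|=1$. With $\nu=\prod\nu_i$ we get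
\begin{equation}\label{eq:sj}
\lambda_G((\ell)^j)=\nu^j\ell^{jn\mu/2}s_j,\qquad s_j=\prod_{i=1}^rX_j(z_i),\qquad|\nu|=1 .
\end{equation}
We shall need to know that the $s_j$ are not all small and, more generally, do not imitate a geometric progression $\eta^j$. For $r=1$ this is the relation $s_1^2-s_2=1$, the normalized form of \eqref{eq:weight}. For $r=2$ two terms do not suffice: $z_1=i$ and $z_2=e^{\pi i/3}$ give $s_1=s_2=0$. The general reason is that $s_j$ satisfies a linear recurrence with bounded coefficients which can be run backward to $s_{-1}=0$, something a geometric progression starting with $\eta^0=1$ cannot do.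

\begin{lemma}\label{lem:cheb}
Let $r\ge1$, $|z_1|=\dots=|z_r|=1$, $s_j=\prod_iX_j(z_i)$ and $D=2^r$. There is no $\eta\in\mathbb C$ with $|\eta|\le1$ and $|s_j-\eta^j|<2^{-D-1}$ for all $1\le j\le D$.
\end{lemma}

\begin{proof}
We have $X_{j+1}=(z+z^{-1})X_j-X_{j-1}$ for $j\ge0$. So the vectors $x_j(z)=(X_{j+1}(z),X_j(z))^{\mathrm T}$, $j\ge-1$, satisfy $x_{j+1}=M(z)x_j$ for a matrix $M(z)$ with eigenvalues $z^{\pm1}$. The number $s_j$ is a coordinate of $\bigotimes_ix_j(z_i)$, and $\bigotimes_iM(z_i)$ has characteristic polynomial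
\[
\prod_{\varepsilon\in\{\pm1\}^r}\Bigl(x-\prod_iz_i^{\varepsilon_i}\Bigr)=\sum_{i=0}^D\alpha_ix^i .
\]
By the Cayley--Hamilton theorem, $\sum_{i=0}^D\alpha_is_{j+i}=0$ for $j\ge-1$. Here $|\alpha_i|\le\binom Di$, and $\alpha_0=1$ because $D$ is even and the roots have product $1$. Suppose that $\eta$ exists and write $s_j=\eta^j+\varepsilon_j$ for $0\le j\le D$, with $\eta^0=1$ and $\varepsilon_0=0$. Since $s_{-1}=0$, the recurrences at $j=0$ and $j=-1$ read
\[
\sum_{i\ge0}\alpha_i\eta^i+\sum_{i\ge1}\alpha_i\varepsilon_i=0,\qquad\sum_{i\ge1}\alpha_i\eta^{i-1}+\sum_{i\ge2}\alpha_i\varepsilon_{i-1}=0 .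
\]
Subtracting $\eta$ times the second from the first gives $1=\alpha_0=\eta\sum_{i\ge2}\alpha_i\varepsilon_{i-1}-\sum_{i\ge1}\alpha_i\varepsilon_i$. Hence $1\le2\cdot2^D\max|\varepsilon_j|<1$, a contradiction.
\end{proof}

Fix $P_n\ge8$, depending only on $n$, such that for all $x\ge P_n$
\begin{equation}\label{eq:Pn}
4^nx^{-n/2}\le\tfrac14,\qquad n2^{n+1}x^{-1}\le2^{-2^n-3},\qquad(j+1)^nx^{-jn}\le2^{-2^n-3}\quad(1\le j\le2^n).
\end{equation}
Given $F$ and $\mathfrak n$, let $R=\prod_{\mathfrak p\mid\mathfrak n}N\mathfrak p$ and let $\ell$ be the least rational prime $\ge P_n$ that does not divide $Rd$. Then $\ell$ is unramified in $F$ and prime to $\mathfrak n$. Chebyshev's bound says that $\sum_{p<x}\log p\ge c_3x$ for $x\ge3$, with an absolute $c_3>0$. All primes in $[P_n,\ell)$ divide $Rd$, so $c_3\ell\le\sum_{p<P_n}\log p+\log(Rd)$, and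
\begin{equation}\label{eq:ell}
\ell\le C_n\bigl(1+\log(Rd)\bigr)
\end{equation}
with $C_n$ depending only on $n$. As $(\ell)$ is a product of at most $n$ distinct primes, \eqref{eq:twoside} and Theorem~\ref{thm:ram} give, for an eigenform $G$ of level $\mathfrak n$ and weight $k$,
\begin{equation}\label{eq:atell}
2^{-n}\ell^{n(k-1)}\le|\lambda_G((\ell))|\le2^n\ell^{n(k-1)}\ \ (G\text{ not cuspidal}),\qquad|\lambda_G((\ell))|\le2^n\ell^{n(k-1)/2}\ \ (G\text{ cuspidal}).
\end{equation}

\section{One constant term vanishes}\label{sec:caseA}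

\subsection{Reduction to two cases}
Consider a solution at a minimal level $\mathfrak n$, with factors of weights $k$ and $m$. We change notation slightly and let $f,h,g$ be the three normalized eigenforms. Put $a_f=c_0(\delta^{-1},f)$ and $a_h=c_0(\delta^{-1},h)$. By \eqref{eq:product} and Lemma~\ref{lem:conv}(a), the first coefficient of $fh$ is $a_f+a_h$, and it is nonzero by Lemma~\ref{lem:eigen}(c). So
\[
fh=\sigma g,\qquad\sigma=a_f+a_h\ne0,
\]
and, after exchanging $f$ and $h$ if necessary, we are in one of two cases.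
\begin{itemize}
\item \emph{Case A:} $a_f\ne0$ and $a_h=0$.
\item \emph{Case B:} $a_fa_h\ne0$.
\end{itemize}
In Case A we twist $f$, and in Case B both $f$ and $h$, so that they become standard; $g$ is twisted accordingly. Twisting is invertible and preserves the field, the weights, the set of levels at which the triple is a solution, and the case. A twisted triple comes from at most $(h_F^+)^2$ triples. So it suffices to prove finiteness for twisted triples, and from now on all triples are twisted. By the Hermite--Minkowski theorem, a bound for $d$ leaves finitely many fields $F$.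

In the rest of this section we treat Case A. Let $\varphi_0,\mathfrak f_0,S$ be the data of the standard form $f$, let $\tau=1/a_f$ and $\mu=k+m-1$. Then $g=\tau fh$, and \eqref{eq:product} on the component $y=\delta^{-1}$ gives
\begin{equation}\label{eq:A}
\lambda_g((\xi))=\lambda_h((\xi))+\tau\Sigma_\xi,\qquad\Sigma_\xi=\sum_{\alpha+\beta=\xi}\lambda_f((\alpha))\lambda_h((\beta)),
\end{equation}
for $\xi\in\mathcal O_F$, $\xi\gg0$, with $\alpha,\beta$ totally positive integers. Note that $h$ need not be cuspidal, and that $g$ is cuspidal if $h$ is. We bound in turn $f$, the level, and the weight of $h$.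

\subsection{Finitely many possibilities for $f$}

\begin{proposition}\label{prop:tau}
Let $J=n2^n$ and $\epsilon_n=2^{-n-2^n-3}$. In Case A, $|\tau|\,\ell^{J(k+5)}>\epsilon_n$.
\end{proposition}

\begin{proof}
Suppose that $|\tau|\ell^{J(k+5)}\le\epsilon_n$. Let $M=\ell^j$ with $1\le j\le2^n$, so that $M^n\le\ell^J$. By Lemmas~\ref{lem:conv}(b) and~\ref{lem:size},
\begin{equation}\label{eq:Sigma}
|\Sigma_M|\le M^{n(1+k+m)}\ \ (h\text{ not cuspidal}),\qquad|\Sigma_M|\le M^{n(2+k+m/2)}\ \ (h\text{ cuspidal}).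
\end{equation}
When $g$ is cuspidal, let $\nu$, $s_j$, $r\le n$ be as in \eqref{eq:sj} for $g$. By Lemma~\ref{lem:cheb}, it is contradictory to have $|s_j-\eta^j|\le2^{-2^n-3}+\epsilon_n$ for all $1\le j\le2^n$ with $|\eta|\le1$, since the right side is less than $2^{-2^n-2}<2^{-2^r-1}$.

(i) \emph{$h$ and $g$ cuspidal.} Here $|\lambda_h((\ell)^j)|\le(j+1)^n\ell^{jn(m-1)/2}$. Divide \eqref{eq:A} with $\xi=M$ by $M^{n\mu/2}$. Since $2+k+\frac m2-\frac\mu2=\frac{k+5}2$ and $k\ge2$,
\[
|s_j|\le(j+1)^n\ell^{-jnk/2}+|\tau|M^{n(k+5)/2}\le2^{-2^n-3}+\epsilon_n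
\]
by \eqref{eq:Pn}. This is the excluded situation with $\eta=0$.

(ii) \emph{$h$ and $g$ not cuspidal.} By \eqref{eq:A} with $\xi=\ell$, \eqref{eq:atell} and \eqref{eq:Sigma}, $2^{-n}\ell^{n\mu}\le2^n\ell^{n(m-1)}+|\tau|\ell^{n(1+k+m)}$. So $1\le4^n\ell^{-nk}+2^n|\tau|\ell^{2n}\le\frac14+2^n\epsilon_n<1$.

(iii) \emph{$h$ not cuspidal, $g$ cuspidal.} The natural sizes of $\lambda_h((\ell))$ and $\lambda_g((\ell))$ are $\ell^{n(m-1)}$ and $\ell^{n\mu/2}$, and they agree when $m=k+1$. If $m\ge k+2$, then $\mu/2\le m-\frac32$ and size alone decides: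
\[
2^{-n}\ell^{n(m-1)}\le|\lambda_h((\ell))|\le2^n\ell^{n\mu/2}+|\tau|\ell^{n(1+k+m)},
\]
so $1\le4^n\ell^{-n/2}+2^n|\tau|\ell^{n(k+2)}\le\frac14+2^n\epsilon_n<1$. Let $m\le k+1$, and let $\chi_1,\chi_2$ be the characters of $h$. For $\mathfrak q_i\mid\ell$,
\[
\lambda_h(\mathfrak q_i^j)=\bigl(\chi_2(\mathfrak q_i)N\mathfrak q_i^{m-1}\bigr)^j(1+\varepsilon_i),\qquad|\varepsilon_i|\le\sum_{u\ge1}\ell^{-u}\le2/\ell,
\]
and $|\prod_i(1+\varepsilon_i)-1|\le(1+2/\ell)^n-1\le n2^{n+1}/\ell$. Put $\eta=\nu^{-1}\chi_2((\ell))\ell^{n(m-1-k)/2}$, so that $|\eta|\le1$. As $m-1-\frac\mu2=\frac{m-1-k}2$, dividing \eqref{eq:A} by $\nu^jM^{n\mu/2}$ gives $s_j=\eta^j\prod_i(1+\varepsilon_i)+\tau\nu^{-j}M^{-n\mu/2}\Sigma_M$. Since $m-\frac\mu2=\frac{m-k+1}2\le1$,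
\[
|s_j-\eta^j|\le n2^{n+1}/\ell+|\tau|M^{n(k+2)}\le2^{-2^n-3}+\epsilon_n,
\]
which is again excluded.
\end{proof}

The weight $m$ has disappeared from Proposition~\ref{prop:tau}, as it did from the first half of the argument in Section~\ref{sec:model}. We compare with the size of $a_f$. By Proposition~\ref{prop:a0} and \eqref{eq:Llower}, and since $\mathfrak f_0\mid\mathfrak n$,
\[
|\tau|\le\bigl(2\zeta(2)/\gamma_k\bigr)^nN\mathfrak f_0^{-k/2}(dR)^{-(k-1)/2}.
\]
We have $k+5\le7(k-1)$ for $k\ge2$, and \eqref{eq:ell} gives $\ell^{7J}\le C_n'(dR)^{1/4}$ with $C_n'$ depending only on $n$. Therefore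
\[
\epsilon_n<|\tau|\ell^{J(k+5)}\le\beta_k\,N\mathfrak f_0^{-k/2}(dR)^{-(k-1)/4}\le\beta_k\,N\mathfrak f_0^{-1}(dR)^{-1/4},\qquad\beta_k=\bigl(2\zeta(2)/\gamma_k\bigr)^nC_n'^{\,k-1}.
\]
Since $\beta_k\to0$, the weight $k$ is bounded, and for each $k$ the numbers $N\mathfrak f_0$, $d$, $R$ are bounded. So $F$, $k$, $S$, $\mathfrak f_0$ and $\varphi_0$ (a character of $Cl^+_{\mathfrak f_0}$) take finitely many values, and so does $f$. From now on $F$, $S$ and $f$ are fixed, and with them $\mathfrak q_0=(\xi_0)$ and $Q$.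

\subsection{The level is bounded}
Let $\mathfrak p^e\|\mathfrak n$, and let $e_0\le e$ be minimal such that $f$ is $K_1(\mathfrak p^{e_0})$-invariant; $e_0$ depends only on $f$ and $\mathfrak p$. We claim that $e\le\max(e_0,1)$ or $P^{e-e_0}\le Q^2$. As $S$ is fixed, this leaves finitely many $\mathfrak n$.

Suppose that $e>\max(e_0,1)$. Then $f$ is $K_1(\mathfrak p^{e-1})$-invariant. If $h$ were too, so would be $g$, against \eqref{eq:minimal}. If $g$ were, then $f(x,z)\bigl(h(x\kappa,z)-h(x,z)\bigr)=0$ for $\kappa\in K_1(\mathfrak p^{e-1})$. The function $f(x,\cdot)$ is never identically zero: by \eqref{eq:strong} we may take $x=t_y$, and $c_0(y,f)=a_f\ne0$. Holomorphic functions on $\mathfrak H^n$ form an integral domain, so $h$ would be invariant. Hence neither $h$ nor $g$ is $K_1(\mathfrak p^{e-1})$-invariant, and Lemma~\ref{lem:gap}(a) gives $c^*(\delta^{-1},g)\ne0$. On the other hand, by Lemma~\ref{lem:gap}(b), $c^*(\alpha\delta^{-1},f)=0$ if $N\alpha<P^{e-e_0}$. Apply \eqref{eq:product} to $f^*h^*=a_fg^*$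 with $y=\delta^{-1}$ and $N\xi<P^{e-e_0}$. The term with $c^*(\xi\delta^{-1},f)$ vanishes, and so does the sum, in which $N\alpha<N\xi$. What remains is
\[
c^*(\xi\delta^{-1},g)=\tau c_0^*(\delta^{-1},f)\,c^*(\xi\delta^{-1},h).
\]
If $Q^2<P^{e-e_0}$, this holds for $\xi=1,\xi_0,\xi_0^2$, contradicting Lemma~\ref{lem:rigid}.

\subsection{The weight of $h$ is bounded}
Take $\xi=\xi_0^i$, $i=1,2$, in \eqref{eq:A}. By Lemma~\ref{lem:conv}(b), $N\beta\le\vartheta_iQ^i$ with $\vartheta_i=(1-Q^{-i/n})^n<1$. Let $W_i=|\tau|\sum_{\alpha+\beta=\xi_0^i}|\lambda_f((\alpha))|\operatorname{div}((\beta))$, a finite sum that does not depend on $h$. By Lemma~\ref{lem:size},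
\[
|\lambda_g(\mathfrak q_0^i)-\lambda_h(\mathfrak q_0^i)|\le W_i(\vartheta_iQ^i)^{m/2}\ \ (h\text{ cuspidal}),\qquad\le W_i(\vartheta_iQ^i)^{m-1}\ \ (h\text{ not cuspidal}).
\]
\begin{itemize}
\item \emph{$h$ cuspidal.} Then $|\lambda_g(\mathfrak q_0)|\le Q^{m/2}(2Q^{-1/2}+W_1\vartheta_1^{m/2})$ and $|\lambda_g(\mathfrak q_0^2)|\le Q^m(3Q^{-1}+W_2\vartheta_2^{m/2})$. Dividing \eqref{eq:weight} for $g$ by $Q^m$ gives
\[
Q\le Q^{k-1}\le\bigl(2Q^{-1/2}+W_1\vartheta_1^{m/2}\bigr)^2+3Q^{-1}+W_2\vartheta_2^{m/2}.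
\]
As $m\to\infty$ the right side tends to $7/Q$, and $7/Q<Q$ since $Q\ge3$.
\item \emph{$h$ not cuspidal, $g$ cuspidal.} By Lemma~\ref{lem:size}, $Q^{m-1}-1\le2Q^{(k+m-1)/2}+W_1(\vartheta_1Q)^{m-1}$. Dividing by $Q^{m-1}$,
\[
1\le Q^{1-m}+2Q^{(k+1-m)/2}+W_1\vartheta_1^{m-1},
\]
and the right side tends to $0$.
\item \emph{$h$ and $g$ not cuspidal.} Then $Q^{k+m-1}-1\le Q^{m-1}+1+W_1(\vartheta_1Q)^{m-1}$, so $Q^k\le1+2Q^{1-m}+W_1\vartheta_1^{m-1}$, and the right side tends to $1<Q^k$.
\end{itemize}
In each case $m$ is bounded. So $F,f,\mathfrak n,m$ take finitely many values, $h$ does by \eqref{eq:finite}, and $g$ is determined by $f$ and $h$. Case A gives finitely many solutions for each $n$.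

\section{Both constant terms are nonzero}\label{sec:caseB}

Now $f$ and $h$ are standard. Since $c_0(y,g)=a_fa_h/\sigma$ is a nonzero constant, $g$ is standard too, with
\begin{equation}\label{eq:ag}
a_g=\frac{a_fa_h}{a_f+a_h},\qquad\omega_g=\omega_f\omega_h .
\end{equation}
All three forms have $U_{\mathfrak p}$-eigenvalue $1$ for $\mathfrak p\mid\mathfrak n$.

\subsection{Local analysis at a prime of the level}
Let $\mathfrak p^e\|\mathfrak n$, $e\ge1$, and let $r_f,r_h$ be the conductor exponents of $\omega_f,\omega_h$ at $\mathfrak p$. Then $e\ge\max(1,r_f,r_h)$, since central characters are trivial on $U(\mathfrak n)$. If the inequality were strict, then $e\ge2$ and Lemma~\ref{lem:lower} would apply to $f,h,g$, against \eqref{eq:minimal}. So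
\begin{equation}\label{eq:exponent}
e=\max(1,r_f,r_h).
\end{equation}
Ramification of the central character forces constant terms to vanish at other cusps.

\begin{lemma}\label{lem:vanish}
Let $G$ be standard of level $\mathfrak n$ with central character $\omega$.
\begin{itemize}
\item[(a)] If $\omega_{\mathfrak p}$ is ramified, then $c_0^*(\cdot,G)=0$.
\item[(b)] If $j\ge0$ and $C_G(\bar n_{\pi^j})\ne0$, then the conductor exponent of $\omega$ at $\mathfrak p$ is at most $j$.
\end{itemize}
\end{lemma}

\begin{proof}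
We use \eqref{eq:left} with $(\chi_1,\chi_2)=(1,\omega)$. (a) For $u\in\mathcal O_{\mathfrak p}^\times$ we have $t_uw=w\,\mathrm{diag}(1,u)$. So $C_G(t_yw)=C_G(t_ut_yw)=C_G(t_yw\,\mathrm{diag}(1,u))=\omega_{\mathfrak p}(u)C_G(t_yw)$.

(b) Let $D=1+\pi^j\beta$ be a unit, with $\beta\in\mathcal O_{\mathfrak p}$, and let $\kappa=\begin{pmatrix}D&\beta\\0&1\end{pmatrix}\in K_1(\mathfrak p^e)$. Then $\bar n_{\pi^j}\kappa=\begin{pmatrix}D&\beta\\\pi^jD&D\end{pmatrix}=\mathrm{diag}(1,D)\,n_\beta\,\bar n_{\pi^j}$, so $C_G(\bar n_{\pi^j})=\omega_{\mathfrak p}(D)C_G(\bar n_{\pi^j})$.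
\end{proof}

\begin{lemma}\label{lem:notboth}
The characters $\omega_f$ and $\omega_h$ are not both ramified at $\mathfrak p$.
\end{lemma}

\begin{proof}
Suppose they are. Then $c_0^*(\cdot,f)=c_0^*(\cdot,h)=0$. Take $(y)=\mathfrak p^{i_g}\mathfrak d^{-1}$, so that $c^*(y,g)\ne0$. In \eqref{eq:product} for $f^*h^*=\sigma g^*$ with $\xi=1$ only the sum survives, so $P^{i_g}\ge2^n$ by Lemma~\ref{lem:conv}(a), and $i_g\ge1$. By Lemma~\ref{lem:gap}(a), $g$ is invariant under $K_1(\mathfrak p^{e-1})$, which contains $x=\bar n_{\pi^{e-1}}$. Hence $C_f(x)C_h(x)=\sigma C_g(x)=\sigma C_g(1)=a_fa_h\ne0$, and Lemma~\ref{lem:vanish}(b) gives $r_f,r_h\le e-1$. But $e=\max(r_f,r_h)$ by \eqref{eq:exponent}.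
\end{proof}

So at least one factor is unramified at $\mathfrak p$, and its expansion at the second cusp can be computed. The tool is the trace $H$ from level $\mathfrak p$ to level $1$ at $\mathfrak p$, which can be related to the form in two ways.

\begin{lemma}\label{lem:unram}
Let $G$ be standard of weight $k$ and level $\mathfrak n$, with $\omega_G$ unramified at $\mathfrak p\mid\mathfrak n$. Then $G$ is $K_0(\mathfrak p)$-invariant. Put $x=\omega_G(\mathfrak p)$ and $G'=\rho(w_1)G$. The coefficients $c(y,G')$ depend only on $(y)$, the constant term $c_0(y,G')=C_G(w_1)$ does not depend on $y$, and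
\[
\frac{C_G(w_1)}{a_G}=\frac{x(1-P)}{P^{k/2}(x-P^{1-k})},\qquad c(\mathcal O_F,G')=-xP^{k/2-1},\qquad|c(\mathfrak m,G')|\le3N\mathfrak m^k\,|c(\mathcal O_F,G')|.
\]
\end{lemma}

\begin{proof}
Lemma~\ref{lem:lower}, applied with the exponents $e,e-1,\dots,2$ in turn, shows that $G$ is $K_1(\mathfrak p)$-invariant. As $\omega_{G,\mathfrak p}$ is unramified, $G$ is $K_0(\mathfrak p)$-invariant, and so is $G'$ by \eqref{eq:wconj}. The cosets in $GL_2(\mathcal O_{\mathfrak p})/K_0(\mathfrak p)$ are distinguished by the line spanned by the first column modulo $\mathfrak p$, so $1$ and the $n_bw'$, $b\bmod\mathfrak p$, are representatives. Thus $H=G'+\sum_b\rho(n_bw')G'$ is $GL_2(\mathcal O_{\mathfrak p})$-invariant. Since $w'w_1=t_\pi$ and $U_{\mathfrak p}G=G$,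
\[
H=G'+P^{1-k/2}G .
\]
Apply $\rho(w_1)$. On the left use $w_1=\mathrm{diag}(1,\pi)w'=\pi t_{\pi^{-1}}w'$, and on the right use $w_1^2=\pi$. This gives $x\rho(t_{\pi^{-1}})H=xG+P^{1-k/2}G'$. Eliminating $G'$,
\begin{equation}\label{eq:trace}
(x-P^{2-k})G=x\,\rho(t_{\pi^{-1}})H-P^{1-k/2}H .
\end{equation}
By \eqref{eq:left} with $\chi_1=1$, $c_0(y,G')=|y|^{-k/2}C_G(t_yw_1)=C_G(w_1)=:a'$. So $c_0(\cdot,H)=a'+P^{1-k/2}a_G$, and \eqref{eq:trace} and \eqref{eq:shift} give
\[
(x-P^{2-k})a_G=P^{k/2}(x-P^{1-k})\bigl(a'+P^{1-k/2}a_G\bigr).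
\]
Here $x-P^{1-k}\ne0$, and $(x-P^{2-k})-P(x-P^{1-k})=x(1-P)$, which gives the first formula. Let $\eta_i=c(\mathfrak p^i,H)$, $\eta_{-1}=0$. Since $c(\mathfrak p^i,G)=1$, \eqref{eq:trace} gives $\eta_i=xP^{k-1}\eta_{i-1}+\eta_0$ with $\eta_0=-(x-P^{2-k})P^{k/2-1}$. Hence $c(\mathcal O_F,G')=\eta_0-P^{1-k/2}=-xP^{k/2-1}$. Also $|\eta_0|\le2P^{k/2-1}$, so
\[
|c(\mathfrak p^i,G')|\le2(i+1)P^{i(k-1)}P^{k/2-1}+P^{1-k/2}\le3(i+1)P^{i(k-1)}P^{k/2-1}.
\]
For $\mathfrak m'$ prime to $\mathfrak p$, propagation gives $c(\mathfrak p^i\mathfrak m',G')=\lambda_G(\mathfrak m')c(\mathfrak p^i,G')$, and with Lemma~\ref{lem:size} we get $|c(\mathfrak m,G')|\le3\operatorname{div}(\mathfrak m)N\mathfrak m^{k-1}|c(\mathcal O_F,G')|$.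
\end{proof}

The trace $H$ may vanish, which is why the lemma is stated for $G'$. For the form $h$ of Example~\ref{ex:level3} there is no nonzero form of weight $2$ and level $1$, so $H=0$ and $h'=-h$, in agreement with the formulas for $k=2$, $x=1$.

We split Case B: in \emph{Case B1}, $\omega_f$ or $\omega_h$ is ramified at some $\mathfrak p\mid\mathfrak n$; in \emph{Case B2}, both are unramified at all $\mathfrak p\mid\mathfrak n$. Example~\ref{ex:level3} belongs to Case B1 and $E_8=120E_4^2$ to Case B2.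

\subsection{Case B1: a ramified central character}\label{sec:B1}
By Lemma~\ref{lem:notboth} and symmetry, let $\omega_f$ be ramified and $\omega_h$ unramified at $\mathfrak p$. By Lemma~\ref{lem:vanish}(a), $c_0^*(\cdot,f)=0$. So at the second cusp we are in the situation of Case A, with $h^*$ in the role of the factor with a constant term. To run the argument we need bounds for the coefficients of $f^*$ relative to its first coefficient, and for those of $h^*$ relative to its constant term. By \eqref{eq:exponent}, $\omega_f$ and $\omega_g$ have conductor exponent exactly $e$ at $\mathfrak p$, so $i_f=i_g=0$ by Lemma~\ref{lem:gap}(a).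

\subsubsection*{The coefficients of $f^*$}
Away from $\mathfrak p$ they are governed by \eqref{eq:starprop}. At $\mathfrak p$ we show that $f^*$ is an eigenvector of $U_{\mathfrak p}$. Let $X$ be the space of forms of weight $k$ and level $\mathfrak n$ that are eigen away from $\mathfrak p$, with the central character and the eigenvalues of $f$. By Lemma~\ref{lem:gap}(a), $i_G=0$ for $0\ne G\in X$, so the linear functional $G\mapsto c^*(\delta^{-1},G)$ is injective on $X$, and $X=\mathbb Cf$. Let $\kappa\in K_0(\mathfrak p^e)$ have entries $A,B,C,D$, let $b\in\mathcal O_{\mathfrak p}$ and $b'=(B+Ab)/(D+Cb)$. Then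
\[
\kappa n_bt_\pi=\begin{pmatrix}A\pi&B+Ab\\C\pi&D+Cb\end{pmatrix}=n_{b'}t_\pi\kappa',\qquad\kappa'=\begin{pmatrix}A-b'C&0\\C\pi&D+Cb\end{pmatrix}\in K_0(\mathfrak p^e).
\]
The map $b\mapsto b'\equiv(B+Ab)/D$ permutes $\mathcal O_{\mathfrak p}/\mathfrak p$, and $\kappa'$ acts on $f^*$ by $\omega_{f,\mathfrak p}(A-b'C)=\omega_{f,\mathfrak p}(A)$. So $\rho(\kappa)U_{\mathfrak p}f^*=\omega_{f,\mathfrak p}(A)U_{\mathfrak p}f^*$. By \eqref{eq:wconj}, $\kappa$ acts on $G=\rho(w)^{-1}U_{\mathfrak p}f^*$ by $\omega_{f,\mathfrak p}(D)$, so $G$ is $K_1(\mathfrak p^e)$-invariant. As $U_{\mathfrak p}$ and $\rho(w)$ commute with the operators away from $\mathfrak p$, $G\in X$. Hence $U_{\mathfrak p}f^*=\lambda^*f^*$ for some $\lambda^*$, and Lemma~\ref{lem:const}(b) applied to $\Psi(x)=C_f(xw)$ gives $|\lambda^*|\le P^{k-1}$. By \eqref{eq:hecke}, $|c^*(\mathfrak p^i,f)|=|\lambda^*|^i|c^*(\mathcal O_F,f)|$, and with Lemma~\ref{lem:size},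
\begin{equation}\label{eq:fstar}
|c^*(\mathfrak m,f)|\le N\mathfrak m^k\,|c^*(\mathcal O_F,f)|.
\end{equation}

\subsubsection*{The coefficients of $h^*$}
Let $x=\omega_h(\mathfrak p)$ and $h'=\rho(w_1)h$. Since $w_e=\mathrm{diag}(1,\pi^{e-1})w_1$, we have $h^*=x^{e-1}\rho(t_{\pi^{-1}})^{e-1}h'$. By \eqref{eq:shift} and Lemma~\ref{lem:unram}, $c_0^*(y,h)=x^{e-1}P^{(e-1)m/2}C_h(w_1)=:a_h^*$ is a nonzero constant, and
\begin{equation}\label{eq:hstar}
\Bigl|\frac{c^*(\mathfrak m,h)}{a_h^*}\Bigr|=\Bigl|\frac{c(\mathfrak m\mathfrak p^{1-e},h')}{C_h(w_1)}\Bigr|\le3\tau^*N\mathfrak m^m,\qquad c^*(\mathfrak m,h)=0\text{ unless }\mathfrak p^{e-1}\mid\mathfrak m,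
\end{equation}
where
\[
\tau^*=\Bigl|\frac{c(\mathcal O_F,h')}{C_h(w_1)}\Bigr|=\frac{|xP^{m-1}-1|}{(P-1)|a_h|}.
\]
Let $\varphi_0'$ be the primitive character of $h$, with conductor $\mathfrak f_0'$, and let $S'=S\setminus\{\mathfrak p\}$, where $S$ is the set of primes dividing $\mathfrak n$. By Proposition~\ref{prop:a0}, $a_h=(1-xP^{m-1})b'$ with $b'=2^{-n}L(1-m,\varphi'_{S'})$. So $1/\tau^*=(P-1)|b'|$. The primes dividing $\mathfrak f_0'$ lie in $S'$. By \eqref{eq:Llower}, $m\ge2$ and $P-1\ge\frac12\sqrt P$,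
\begin{equation}\label{eq:taustar}
\frac1{\tau^*}\ge\frac12\Bigl(\frac{\gamma_m}{2\zeta(2)}\Bigr)^nd^{m-1/2}N\mathfrak f_0'^{\,m/2}R^{1/2}.
\end{equation}

\subsubsection*{Finitely many possibilities for $h$}
Formula \eqref{eq:product} for $\sigma g^*=f^*h^*$ at $y=\delta^{-1}$ reads
\begin{equation}\label{eq:B1}
\sigma c^*(\xi\delta^{-1},g)=a_h^*c^*(\xi\delta^{-1},f)+\sum_{\alpha+\beta=\xi}c^*(\alpha\delta^{-1},f)c^*(\beta\delta^{-1},h).
\end{equation}
For $\xi=1$ it gives $\sigma c^*(\delta^{-1},g)=a_h^*c^*(\delta^{-1},f)\ne0$. Divide \eqref{eq:B1} by this number. For $\xi$ prime to $\mathfrak p$, \eqref{eq:starxi}, \eqref{eq:fstar} and \eqref{eq:hstar} yield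
\begin{equation}\label{eq:B1ineq}
|\lambda_g((\xi))|\le|\lambda_f((\xi))|+3\tau^*\sum_{\alpha+\beta=\xi}N\alpha^kN\beta^m .
\end{equation}
Take $\xi=\ell$. By \eqref{eq:atell} and Lemma~\ref{lem:conv}(b), $2^{-n}\ell^{n(k+m-1)}\le2^n\ell^{n(k-1)}+3\tau^*\ell^{n(1+k+m)}$, that is, $1\le4^n\ell^{-nm}+3\cdot2^n\tau^*\ell^{2n}$. Since $\ell\ge8$ and $m\ge2$, the first term is at most $\frac1{16}$, so $1/\tau^*\le2^{n+2}\ell^{2n}$. With \eqref{eq:ell} and \eqref{eq:taustar},
\[
\Bigl(\frac{\gamma_m}{2\zeta(2)}\Bigr)^nN\mathfrak f_0'\,(dR)^{1/2}\le2^{n+3}C_n^{2n}\bigl(1+\log(dR)\bigr)^{2n}.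
\]
As $\gamma_m>0$ and $\gamma_m\to\infty$, the sequence $\gamma_m$ has a positive lower bound. So $dR$ is bounded, and then $N\mathfrak f_0'$ and $m$ are. Thus $F$, $S$ and $h$ take finitely many values; fix them, and fix $\mathfrak p\in S$.

\subsubsection*{The level and the weight of $f$}
Let $\mathfrak p_1^{e_1}\|\mathfrak n$. If $\omega_f$ is unramified at $\mathfrak p_1$, then by \eqref{eq:exponent} the exponent $e_1$ is determined by $\omega_h$. Otherwise $\omega_h$ is unramified at $\mathfrak p_1$ by Lemma~\ref{lem:notboth}, and everything above holds with $\mathfrak p_1$ in place of $\mathfrak p$. If $N\mathfrak p_1^{e_1-1}>Q^2$, the second part of \eqref{eq:hstar} shows that the sum in \eqref{eq:B1} vanishes for $\xi=1,\xi_0,\xi_0^2$, and this contradicts Lemma~\ref{lem:rigid} for $g$ and $f$. So $\mathfrak n$ takes finitely many values. Finally take $\xi=\xi_0$ in \eqref{eq:B1ineq}. With $\vartheta_1=(1-Q^{-1/n})^n$ and $W=3\tau^*\sum_{\alpha+\beta=\xi_0}N\beta^m$, which depends only on $h$,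 $S$ and $\mathfrak p$, we get $Q^{k+m-1}-1\le Q^{k-1}+1+W(\vartheta_1Q)^k$ from \eqref{eq:twoside}. Dividing by $Q^{k-1}$,
\[
Q^m\le1+2Q^{1-k}+WQ\vartheta_1^k,
\]
and the right side tends to $1<Q^m$ as $k\to\infty$. So $k$ is bounded, $f$ takes finitely many values by \eqref{eq:finite}, and Case B1 gives finitely many solutions for each $n$.

\subsection{Case B2: unramified central characters}\label{sec:B2}

\subsubsection*{The level is trivial}
Suppose that $\mathfrak p\mid\mathfrak n$. Lemma~\ref{lem:unram} applies to $f$, $h$ and $g$. The ratio $C_G(w_1)/a_G=C_G(w_1)/C_G(1)$ is multiplicative, because $\sigma C_g=C_fC_h$. With $x=\omega_f(\mathfrak p)$, $y=\omega_h(\mathfrak p)$,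
\[
\frac{x(1-P)}{P^{k/2}(x-P^{1-k})}\cdot\frac{y(1-P)}{P^{m/2}(y-P^{1-m})}=\frac{xy(1-P)}{P^{(k+m)/2}(xy-P^{1-k-m})}.
\]
This says $(1-P)(xy-P^{1-k-m})=(x-P^{1-k})(y-P^{1-m})$, and after expanding, $Pxy+P^{1-k-m}=xP^{1-m}+yP^{1-k}$. Since $|x|=|y|=1$ and $k,m\ge2$, it follows that $P\le2P^{-1}+P^{-3}$, which is false for $P\ge2$. So $\mathfrak n=\mathcal O_F$, and the characters $\varphi,\varphi',\varphi\varphi'$ of $f,h,g$ in \eqref{eq:standard} are narrow class characters. By Proposition~\ref{prop:a0} and \eqref{eq:Lexact},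
\begin{equation}\label{eq:fullsize}
d^{k-1/2}\gamma_k^n\zeta(k)^{-n}\le|a_f|\le d^{k-1/2}\gamma_k^n\zeta(k)^n,
\end{equation}
and the same holds for $a_h$ and $a_g$ with $k$ replaced by $m$ and $k+m$. It remains to bound $d$, $k$ and $m$.

\subsubsection*{Unequal weights}
Let $k<m$. If $|a_h|\ge2|a_f|$, then $|a_f+a_h|\ge\frac12|a_h|$, and \eqref{eq:ag} gives $|a_g|\le2|a_f|$. So
\begin{equation}\label{eq:alt}
|a_h/a_f|<2\qquad\text{or}\qquad|a_g/a_f|\le2 .
\end{equation}
By \eqref{eq:fullsize},
\begin{equation}\label{eq:ratios}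
|a_h/a_f|\ge d^{m-k}\Bigl(\zeta(2)^{-2}\prod_{i=k}^{m-1}\frac i{2\pi}\Bigr)^n,\qquad|a_g/a_f|\ge d^m\Bigl(\zeta(2)^{-2}\prod_{i=k}^{k+m-1}\frac i{2\pi}\Bigr)^n.
\end{equation}
The factor $i/2\pi$ is less than $1$ exactly for $i\le6$. With $c_4=\prod_{i=2}^6\frac i{2\pi}$, a product $\prod_{i=k}^{u-1}\frac i{2\pi}$ with $u>k\ge2$ is at least $c_4$, and at least $c_4\frac{u-1}{2\pi}$ if $u\ge8$. So the first alternative in \eqref{eq:alt} bounds $d$ and $m$, and the second bounds $d$ and $k+m$.

\subsubsection*{Equal weights}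
Let $k=m$. Now $a_f$ and $a_h$ have comparable sizes and \eqref{eq:ag} is no longer contradictory; it says that their sum is small:
\begin{equation}\label{eq:sigmasmall}
|\sigma|=|a_fa_h/a_g|\le\bigl(\zeta(2)^2\zeta(4)\bigr)^nd^{-1/2}\bigl(\Gamma(k)^2/\Gamma(2k)\bigr)^n .
\end{equation}
We play this against an identity in which the convolution contributes exactly $1$. Apply \eqref{eq:product} with $(y)=\mathfrak m\mathfrak d^{-1}$, $\xi=1$, and call the sum $\Sigma(\mathfrak m)$. Then $\sigma\lambda_g(\mathfrak m)=a_f\lambda_h(\mathfrak m)+a_h\lambda_f(\mathfrak m)+\Sigma(\mathfrak m)$, or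
\begin{equation}\label{eq:B2}
\sigma\bigl(\lambda_g(\mathfrak m)-\lambda_h(\mathfrak m)\bigr)+a_h\bigl(\lambda_h(\mathfrak m)-\lambda_f(\mathfrak m)\bigr)=\Sigma(\mathfrak m),
\end{equation}
where $\Sigma(\mathfrak m)=0$ for $N\mathfrak m<2^n$ and $\Sigma((2))=1$ by Lemma~\ref{lem:conv}. For $E_8=120E_4^2$ and $\mathfrak m=(2)$ this reads $\frac1{120}(129-9)=1$. In general,
\begin{equation}\label{eq:at2}
1\le|\sigma|\bigl(|\lambda_g((2))|+|\lambda_h((2))|\bigr)+|a_h|\,|\lambda_h((2))-\lambda_f((2))|.
\end{equation}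
The last term carries the large factor $a_h$. We bound it by a multiple of $|\sigma|$, using \eqref{eq:B2} at the primes above $2$.

Write $(2)=\prod\mathfrak q^{e_{\mathfrak q}}$ and $N\mathfrak q=2^{f_{\mathfrak q}}$, so that $\sum e_{\mathfrak q}f_{\mathfrak q}=n$, and let $s\le n$ be the number of primes above $2$. Since $\sum_{i=0}^ex^i\le2x^e$ for $x\ge2$,
\begin{equation}\label{eq:div2}
\sum_{\mathfrak c\mid2}N\mathfrak c^{k-1}=\prod_{\mathfrak q\mid2}\sum_{i=0}^{e_{\mathfrak q}}N\mathfrak q^{i(k-1)}\le2^{n(k-1)+s}.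
\end{equation}
If $(2)$ is prime, then $\varphi((2))=\varphi'((2))=1$ because $2\gg0$, and the last term of \eqref{eq:at2} vanishes. Suppose that $(2)$ is not prime. Then each $\mathfrak q\mid2$ has $N\mathfrak q\le2^{n-1}$, so $\Sigma(\mathfrak q)=0$, and \eqref{eq:B2} with \eqref{eq:standard} gives
\[
|a_h|\,|\varphi'(\mathfrak q)-\varphi(\mathfrak q)|N\mathfrak q^{k-1}=|\sigma|\,|\varphi\varphi'(\mathfrak q)N\mathfrak q^{2k-1}-\varphi'(\mathfrak q)N\mathfrak q^{k-1}|\le2|\sigma|N\mathfrak q^{2k-1}.
\]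
For $\mathfrak c\mid2$, changing one prime factor at a time gives $|\varphi'(\mathfrak c)-\varphi(\mathfrak c)|\le\sum_{\mathfrak q}e_{\mathfrak q}|\varphi'(\mathfrak q)-\varphi(\mathfrak q)|$, as all values have absolute value $1$. With \eqref{eq:div2},
\[
|a_h|\,|\lambda_h((2))-\lambda_f((2))|\le|\sigma|\sum_{\mathfrak q\mid2}2e_{\mathfrak q}\,2^{f_{\mathfrak q}k+n(k-1)+s}.
\]
Each of the other $s-1$ primes contributes at least $1$ to $\sum e_{\mathfrak q'}f_{\mathfrak q'}=n$, so $s\le n-f_{\mathfrak q}+1$, and the exponent is at most $nk+f_{\mathfrak q}(k-1)+1\le n(2k-1)+1$. As $\sum e_{\mathfrak q}\le n$, the last term of \eqref{eq:at2} is at most $4n|\sigma|2^{n(2k-1)}$. For the other terms, $2k-1\ge3$ gives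
\[
|\lambda_g((2))|\le\sum_{\mathfrak c\mid2}N\mathfrak c^{2k-1}\le2^{n(2k-1)}\prod_{\mathfrak q\mid2}\bigl(1-N\mathfrak q^{-(2k-1)}\bigr)^{-1}\le\bigl(\tfrac87\bigr)^n2^{n(2k-1)},
\]
and $|\lambda_h((2))|\le2^{nk}\le2^{n(2k-1)}$ by \eqref{eq:div2}. So \eqref{eq:at2} and \eqref{eq:sigmasmall} give
\begin{equation}\label{eq:equal}
1\le(4n+2)\Bigl(\tfrac87\,\zeta(2)^2\zeta(4)\,d^{-1/(2n)}\,\Theta_k\Bigr)^n,\qquad\Theta_k=\frac{2^{2k-1}\Gamma(k)^2}{\Gamma(2k)}.
\end{equation}
The margin is thin: $\Gamma(k)^2/\Gamma(2k)$ only just beats $2^{2k-1}$, which is why the estimates above could not lose a factor exponential in $k$. We have $\Theta_{k+1}/\Theta_k=\frac{4k^2}{2k(2k+1)}=1-\frac1{2k+1}$, so $\Theta_k$ decreases, and it tends to $0$ because $\sum\frac1{2k+1}$ diverges. Hence \eqref{eq:equal} bounds $k$, since $d\ge1$, and $d$, since $\Theta_k\le\Theta_2=\frac43$.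

In both subcases $F$ and the weights take finitely many values and $\mathfrak n=\mathcal O_F$, so Case B2 gives finitely many solutions by \eqref{eq:finite}. Together with Sections~\ref{sec:caseA} and~\ref{sec:B1}, this proves Theorem~\ref{thm:main}.

\section{Fields of unbounded degree}\label{sec:degree}

The constants $P_n$, $C_n$, $\epsilon_n$ depend on $n$, so the arguments with the prime $\ell$ are tied to a fixed degree. For large $n$ the discriminant is large by itself, and in Cases A and B2 this can be used instead. We need three further inputs.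
\begin{itemize}
\item[(O)] (Odlyzko; see the survey \cite{Odl}.) For totally real $F$ of degree $n$, $d_F^{1/n}\ge60.8+o(1)$ as $n\to\infty$, unconditionally. So there is $n_1$ with $d_F\ge50^n$ for $n\ge n_1$.
\item[(I)] (Shimura \cite{Shi}, Hida \cite{Hid}.) The eigenvalues of all $T(\mathfrak m)$ on cusp forms of parallel weight $k\ge2$ and level $K_1(\mathfrak n)$ are algebraic integers.
\item[(K)] (Siegel, Klingen, Shintani.) Let $\varphi_0$ be a primitive ray class character of finite order with all signs $\epsilon_v\equiv k\bmod2$. Then $s(L(1-k,\varphi_0))=L(1-k,s\circ\varphi_0)$ for $s\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$.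
\end{itemize}
The conclusion of (I) also holds for non-cuspidal eigenforms, by Lemma~\ref{lem:const}(a),(b) and \eqref{eq:shimura}, since character values are roots of unity. The conclusion of (K) also holds for $\varphi_S$, since $s$ carries $1-\varphi_0(\mathfrak p)N\mathfrak p^{k-1}$ to the corresponding factor for $s\circ\varphi_0$.

\begin{proof}[Proof of Theorem~\ref{thm:degree}]
By Theorem~\ref{thm:main} it suffices to show that for large $n$ there are no solutions of the two kinds. If $g$ is cuspidal, then $a_fa_h=0$ and we are in Case A. If $\mathfrak n=\mathcal O_F$, we are in Case A or Case B2. So we exclude these two cases for large $n$; let $n\ge n_1$.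

\emph{Case A.} By Lemma~\ref{lem:conv}(b), \eqref{eq:A} with $\xi=2$ reads $\lambda_g((2))=\lambda_h((2))+\tau$. So $\tau=1/a_f$ is a nonzero algebraic integer, by (I). The character $s\circ\varphi_0$ is primitive, with the same conductor and signs as $\varphi_0$. By Proposition~\ref{prop:a0}, (K), Lemma~\ref{lem:Lbound} and (O),
\[
|s(a_f)|=|2^{-n}L(1-k,s\circ\varphi_S)|\ge d^{k-1/2}\bigl(\gamma_k/\zeta(2)\bigr)^n\ge\bigl(\gamma_k50^{k-1/2}/\zeta(2)\bigr)^n .
\]
For $k=2$ the base is $50^{3/2}/(4\pi^2\zeta(2))>5$, and passing from $k$ to $k+1$ multiplies it by $50k/2\pi>1$. So all conjugates of $\tau$ have absolute value less than $1$, which is impossible for a nonzero algebraic integer.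

\emph{Case B2, $k<m$.} Insert $d\ge50^n$ in \eqref{eq:ratios}. The two products have $m-k$ and $m$ factors, so
\[
|a_h/a_f|\ge\Bigl(\zeta(2)^{-2}\prod_{i=k}^{m-1}\frac{50i}{2\pi}\Bigr)^n,\qquad|a_g/a_f|\ge\Bigl(\zeta(2)^{-2}\prod_{i=k}^{k+m-1}\frac{50i}{2\pi}\Bigr)^n .
\]
Each factor is at least $50/\pi>15$ and $\zeta(2)^2<3$, so both ratios exceed $2$, contradicting \eqref{eq:alt}.

\emph{Case B2, $k=m$.} We have $\Theta_k\le\frac43$, $\zeta(2)^2\zeta(4)=\frac{\pi^8}{3240}<2.93$ and $d^{1/(2n)}\ge\sqrt{50}>7.07$. The base in \eqref{eq:equal} is at most $\frac87\cdot\frac{2.93}{7.07}\cdot\frac43<0.64$, and $1\le(4n+2)\,0.64^n$ is false for large $n$.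
\end{proof}

\begin{remark}
For unbounded degree, the proof excludes all solutions in Cases A and B2 for large $n$, so the only solutions that it does not cover are those of Case B1. For each fixed degree Case B1 is finite by Theorem~\ref{thm:main}; we do not claim its finiteness over all degrees at once.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bla}
D. Blasius, \emph{Hilbert modular forms and the Ramanujan conjecture}, Aspects Math. E37 (2006), 35--56.

\bibitem{Hid}
Hida, Ann. of Math. 128 (1988).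

\bibitem{JZ}
Kirti Joshi and Yichao Zhang, \emph{Eigenform Product Identities For Hilbert Modular Forms}, arXiv:1505.01538 (2015).

\bibitem{Odl}
Odlyzko, survey, S\'em. Th\'eor. Nombres Bordeaux 2 (1990), 119--141.

\bibitem{Shi}
Shimura, Duke Math. J. 45 (1978).

\end{thebibliography}
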